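\title{Positivity of a $q$-recursion on the root lattice via Cohen--Macaulay algebras}

\begin{abstract}
Let $\Phi$ be a root system. A recursion attaches to each nonnegative integer combination $\alpha=\sum a_i\alpha_i$ of simple roots a rational function $\mathfrak J_\alpha(q)$, which in rank one equals $1/(q)_\alpha^2$. We prove that $(q)_\alpha^2\,\mathfrak J_\alpha$ is a polynomial with nonnegative integer coefficients for every $\Phi$ and every $\alpha$, answering a question posed by Labelle. The proof realizes $\mathfrak J_\alpha$ as the Hilbert series of an explicit graded Cohen--Macaulay domain of dimension $2\sum a_i$ and constructs a homogeneous system of parameters whose degrees match the factors of $(q)_\alpha^2$. We also show that the numerator is palindromic, compute its degree, give a recursion for its value at $q=1$, and show that the domain is Gorenstein.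
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The functions $\mathfrak J_\alpha$}

Let $\mathfrak g$ be a split semisimple Lie algebra over $\mathbb Q$ with Cartan subalgebra $\mathfrak h$, root system $\Phi\subset\mathfrak h^*$ and simple roots $\alpha_1,\dots,\alpha_n$, and let $I=\{1,\dots,n\}$. Put $Q^{\ge0}=\mathbb N\alpha_1\oplus\dots\oplus\mathbb N\alpha_n$ and write $\beta\le\alpha$ if $\alpha-\beta\in Q^{\ge0}$. Let $(\cdot,\cdot)$ be the invariant form on $\mathfrak h^*$, normalized so that $(\gamma,\gamma)=2$ for the short roots $\gamma$ of each irreducible component of $\Phi$, and let $d_i=(\alpha_i,\alpha_i)/2$. We always write $\alpha=\sum a_i\alpha_i$ and $\beta=\sum b_i\alpha_i$. Put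
\[
|\alpha|=\sum_i a_i,\qquad \operatorname{supp}\alpha=\{i: a_i>0\},\qquad (q)_\alpha=\prod_{i=1}^n\prod_{j=1}^{a_i}\bigl(1-q^{d_ij}\bigr).
\]
The numbers $d_i$ and $(\alpha_i,\alpha_j)$ are integers and the form is positive definite on the span of the roots, so
\begin{equation}\label{eq:norm}
\frac{(\beta,\beta)}2=\sum_i d_ib_i^2+\sum_{i<j}(\alpha_i,\alpha_j)\,b_ib_j
\end{equation}
is a positive integer for $0\ne\beta\in Q^{\ge0}$. Define $\mathfrak J_\alpha\in\mathbb Q(q)$ for $\alpha\in Q^{\ge0}$ by $\mathfrak J_0=1$ and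
\begin{equation}\label{eq:rec}
\mathfrak J_\alpha=\sum_{0\le\beta\le\alpha}\frac{q^{(\beta,\beta)/2}}{(q)_{\alpha-\beta}}\,\mathfrak J_\beta .
\end{equation}
The term $\beta=\alpha$ on the right is $q^{(\alpha,\alpha)/2}\mathfrak J_\alpha$, so for $\alpha\ne0$ the recursion has the solved form
\begin{equation}\label{eq:solved}
\bigl(1-q^{(\alpha,\alpha)/2}\bigr)\,\mathfrak J_\alpha=\sum_{0\le\beta<\alpha}\frac{q^{(\beta,\beta)/2}}{(q)_{\alpha-\beta}}\,\mathfrak J_\beta ,
\end{equation}
which determines all $\mathfrak J_\alpha$. The object of this paper is the numerator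
\[
\mathcal N_\alpha=(q)_\alpha^2\,\mathfrak J_\alpha .
\]

\begin{example}[rank one]\label{ex:rank1}
Let $\Phi$ be of type $A_1$ and write $(q)_a=(q)_{a\alpha_1}$. Then $\mathfrak J_{a\alpha_1}=1/(q)_a^2$. Indeed, $1/(q)_a$ is the generating function of partitions with all parts at most $a$. If the largest square contained in the Young diagram of such a partition has side $b$, then removing it leaves a partition with at most $b$ parts, each at most $a-b$, to its right, and a partition with parts at most $b$ below it. Hence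
\[
\frac1{(q)_a}=\sum_{b=0}^a q^{b^2}\,\frac{(q)_a}{(q)_b(q)_{a-b}}\cdot\frac1{(q)_b},
\]
and dividing by $(q)_a$ shows that $1/(q)_a^2$ satisfies \eqref{eq:rec}. For general $\Phi$ the recursion for $\mathfrak J_{a\alpha_i}$ is this one with $q$ replaced by $q^{d_i}$, so $\mathcal N_{a\alpha_i}=1$.
\end{example}

Thus $1/(q)_\alpha^2$ is the value of $\mathfrak J_\alpha$ when only one simple root is involved, and $\mathcal N_\alpha$ measures the interaction between different simple roots, which enters through the cross terms of \eqref{eq:norm}.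

\begin{example}[two adjacent simple roots]\label{ex:11}
Let $d_1=1$, $d_2=r$ and $(\alpha_1,\alpha_2)=-r$; the values $r=1,2,3$ give the types $A_2$, $B_2$, $G_2$. For $\alpha=\alpha_1+\alpha_2$ we have $(\alpha,\alpha)/2=1$. Multiplying \eqref{eq:solved} by $(q)_\alpha^2=(1-q)^2(1-q^r)^2$, the terms $\beta=0,\alpha_1,\alpha_2$ give
\[
(1-q)\,\mathcal N_\alpha=(1-q)(1-q^r)+q(1-q^r)+q^r(1-q)=1-q^{r+1},
\]
so $\mathcal N_\alpha=1+q+\dots+q^r$.
\end{example}

\begin{example}[a cancellation]\label{ex:21}
In type $A_2$ let $\alpha=2\alpha_1+\alpha_2$. Now $(\alpha,\alpha)/2=3$, and $1-q^3$ does not divide $(q)_\alpha^2=(1-q)^6(1+q)^2$. Multiply \eqref{eq:solved} by $(q)_\alpha^2/(1-q)$. The terms $\beta=0,\ \alpha_1,\ 2\alpha_1,\ \alpha_2,\ \alpha_1+\alpha_2$ give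
\begin{align*}
(1+q+q^2)\,\mathcal N_\alpha&=(1-q)^2(1+q)+q(1-q)(1+q)^2+q^4+q(1-q)(1+q)+q(1+q)^3\\
&=1+2q+3q^2+2q^3+q^4=(1+q+q^2)^2,
\end{align*}
so $\mathcal N_\alpha=1+q+q^2$.
\end{example}

The last example shows that the recursion does not even make it visible that $\mathcal N_\alpha$ is a polynomial: each step of \eqref{eq:solved} divides by $1-q^{(\alpha,\alpha)/2}$, and the new poles have to cancel. All three examples suggest more, namely that $\mathcal N_\alpha$ lies in the set $\mathbb N[q]$ of polynomials with nonnegative integer coefficients. Whether this holds for every $\Phi$ and every $\alpha\in Q^{\ge0}$ is the problem posed in \cite{Labelle}; the statement is known when $\Phi$ is of type $A$.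

\subsection*{Results}

\begin{theorem}\label{thm:main}
For every root system $\Phi$ and every $\alpha\in Q^{\ge0}$ we have $\mathcal N_\alpha=(q)_\alpha^2\,\mathfrak J_\alpha\in\mathbb N[q]$.
\end{theorem}

\begin{theorem}\label{thm:more}
Let $\alpha\in Q^{\ge0}$.
\begin{enumerate}
\item[(i)] $\mathfrak J_\alpha(q^{-1})=q^{(\alpha,\alpha)/2+\sum_i d_ia_i}\,\mathfrak J_\alpha(q)$.
\item[(ii)] $\mathcal N_\alpha$ is palindromic, with constant and leading coefficient $1$, of degree exactly $-\sum_{i<j}(\alpha_i,\alpha_j)a_ia_j$. In particular $\mathcal N_\alpha=1$ if and only if no two adjacent nodes lie in $\operatorname{supp}\alpha$.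
\item[(iii)] For $\alpha\ne0$,
\[
\frac{(\alpha,\alpha)}2\,\mathcal N_\alpha(1)=\sum_{i\in\operatorname{supp}\alpha}d_ia_i^2\,\mathcal N_{\alpha-\alpha_i}(1).
\]
In particular $\mathcal N_\alpha(1)>0$, so $\mathfrak J_\alpha$ has a pole of order exactly $2|\alpha|$ at $q=1$, and $(q)_\alpha^2$ cannot be replaced by a product of fewer than $2|\alpha|$ factors $1-q^m$.
\item[(iv)] For $\Phi$ irreducible, $\mathfrak J_\alpha$ is the Hilbert series of a Gorenstein graded domain of dimension $2|\alpha|$.
\end{enumerate}
\end{theorem}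

\subsection*{Outline of the proof}

A positively graded Cohen--Macaulay algebra is free over the polynomial ring generated by any homogeneous system of parameters, so its Hilbert series is a polynomial in $\mathbb N[q]$ divided by $\prod(1-q^{e})$, where $e$ runs through the degrees of the parameters. Theorem~\ref{thm:main} therefore splits into two tasks.

The first is to find a Cohen--Macaulay algebra $A_\alpha$ with Hilbert series $\mathfrak J_\alpha$. It is defined in Section~\ref{sec:algebra} as a ring of rational functions with prescribed poles; it is an algebraic version of a twisted zastava space, but no property of such spaces is used. In Section~\ref{sec:filtration} a filtration degenerates $A_\alpha$ to the invariants of a Stanley--Reisner ring, which yields both the Hilbert series and the Cohen--Macaulay property.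

The second task is to find parameters of degrees $d_ij$ $(1\le j\le a_i)$, each taken twice. One set consists of elementary symmetric polynomials. The other set is obtained from a dimension estimate proved by induction on $|\alpha|$, with respect to a distinguished element $c_\alpha\in A_\alpha$. The locus $c_\alpha=0$ is controlled by the algebras $A_{\alpha-\alpha_i}$ (Section~\ref{sec:boundary}). On the locus $c_\alpha\ne0$ one must show that the elements of degree $d_ia_i$ have no common zero. This is the heart of the matter: the required elements are coordinates of vectors $U_\nu$ in fundamental representations of a simply laced group (Section~\ref{sec:vectors}), and their nonvanishing is checked in codimension at most $2$ and then propagated by a cohomological extension argument (Section~\ref{sec:nonvanishing}). Section~\ref{sec:parameters} assembles the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:more} proves Theorem~\ref{thm:more}. Section~\ref{sec:examples} shows all these objects in the two smallest cases.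

\section{The method in two examples}\label{sec:examples}

\subsection{Rank one: pairs of polynomials}\label{sub:rank1}

Let $\alpha=a\alpha_1$ in type $A_1$. Consider pairs of polynomials
\[
P(u)=u^a+\sigma_1u^{a-1}+\dots+\sigma_a,\qquad Q(u)=g_1u^{a-1}+\dots+g_a,
\]
and let $A=\mathbb C[\sigma_1,\dots,\sigma_a,g_1,\dots,g_a]$ with $\deg\sigma_j=\deg g_j=j$, so that $P$ and $Q$ are homogeneous of degree $a$ when $\deg u=1$. The Hilbert series of $A$ is $1/(q)_a^2=\mathfrak J_\alpha$, and nothing is left to prove. Four features of this example carry over to the general case.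

\emph{Coordinates.} Let $x_1,\dots,x_a$ be the roots of $P$ and $y_p=Q(x_p)$; they have degrees $1$ and $a$. By Lagrange interpolation $Q(u)=\sum_p y_p\prod_{s\ne p}\frac{u-x_s}{x_p-x_s}$, so $A$ consists of symmetric elements of $\mathbb C(x)[y]$ with poles along the hyperplanes $x_p=x_{p'}$. The poles are of a restricted kind: what is regular along $x_p=x_{p'}$ is the difference quotient $(y_p-y_{p'})/(x_p-x_{p'})$ of the polynomial $Q$.

\emph{The distinguished element.} The resultant $c=\prod_p y_p$ of $P$ and $Q$ lies in $A$ and has degree $a^2=(\alpha,\alpha)/2$.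

\emph{The boundary.} If $c=0$, then $P$ and $Q$ have a common root $t$. Writing $P=(u-t)P'$ and $Q=(u-t)Q'$ gives a pair $(P',Q')$ for $\alpha-\alpha_1$, with $y_p=(x_p-t)y'_p$.

\emph{Nonvanishing.} If $c\ne0$, the vector $U(z)=(P(z),Q(z))$ is nonzero for every $z$. At $z=0$ this says that the elements $\sigma_a$ and $g_a$ of degree $a$ do not both vanish.

\subsection{Two adjacent simple roots}\label{sub:11}

Let $\alpha=\alpha_1+\alpha_2$ as in Example~\ref{ex:11}, and let
\[
A=\mathbb C[x_1,x_2,y_1,y_2,c]\big/\bigl(y_1y_2-(x_1^r-x_2)\,c\bigr),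
\]
with $x_1,y_1,c$ of degree $1$ and $x_2,y_2$ of degree $r$. This hypersurface has Hilbert series $(1-q^{r+1})/\bigl((1-q)^3(1-q^r)^2\bigr)=\mathfrak J_\alpha$. We need parameters of degrees $1,r,1,r$. Take $x_1,x_2$ first; the quotient is $R=\mathbb C[y_1,y_2,c]/(y_1y_2)$, of dimension $2$. The locus $c=0$ in $\operatorname{Spec}R$ is the union of the lines $\operatorname{Spec}\mathbb C[y_1]$ and $\operatorname{Spec}\mathbb C[y_2]$, which are the rings $R$ for $\alpha_1$ and for $\alpha_2$. Where $c\ne0$, the elements $c$ of degree $1$ and $c^r$ of degree $r$ do not vanish. This leaves enough room to choose the remaining parameters: for $y_1-c$ and $y_2-c^r$ the quotient is $\mathbb C[c]/(c^{r+1})$, whose Hilbert series is $1+q+\dots+q^r=\mathcal N_\alpha$.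

The element $c=y_1y_2/(x_1^r-x_2)$ has a group-theoretic origin, which we show for $r=1$. In $SL_3$ let $E_{ij}$ denote the matrix units and put
\[
f_1=1+aE_{21},\quad f_2=1+bE_{32},\qquad a=\frac{y_1}{z-x_1},\quad b=\frac{y_2}{z-x_2}.
\]
We look for a lower unitriangular matrix $f(z)$ with poles only at $x_1,x_2$, with $f(\infty)=1$, and such that $ff_p^{-1}$ is regular at $z=x_p$ for $p=1,2$. The entries just below the diagonal are forced to be $a$ and $b$. If $\psi$ is the $(3,1)$ entry of $f$, then the $(3,1)$ entries of $ff_1^{-1}$ and $ff_2^{-1}$ are $\psi-ab$ and $\psi$. So $\psi$ has a pole only at $x_1$, with the same principal part as $ab$, and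
\[
\psi=\frac{c}{z-x_1},\qquad \psi-ab=\frac{c}{z-x_2},\qquad c=\frac{y_1y_2}{x_1-x_2}.
\]
Apply $f$ to the highest weight vectors $e_1\in\mathbb C^3$ and $e_1\wedge e_2\in\Lambda^2\mathbb C^3$ and clear denominators:
\[
U_1=(z-x_1)\,fe_1=(z-x_1,\ y_1,\ c),\qquad U_2=(z-x_2)\,f(e_1\wedge e_2)=(z-x_2,\ y_2,\ -c).
\]
These vectors have coordinates in $A[z]$ and vanish nowhere on the locus $c\ne0$. They replace the vector $(P(z),Q(z))$ of rank one.

\section{Preliminaries}\label{sec:prelim}

\subsection{A sum over chains, and reduction to irreducible $\Phi$}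

\begin{lemma}\label{lem:chains}
In $\mathbb Q[[q]]$ we have
\begin{equation}\label{eq:chains}
\mathfrak J_\alpha=\sum_{\alpha=\beta_0\ge\beta_1\ge\beta_2\ge\cdots}\ \frac{q^{\sum_{k\ge1}(\beta_k,\beta_k)/2}}{\prod_{k\ge0}(q)_{\beta_k-\beta_{k+1}}},
\end{equation}
the sum running over chains in $Q^{\ge0}$ with $\beta_k=0$ for $k\gg0$.
\end{lemma}

\begin{proof}
A chain with $\beta_m\ne0$ contributes a series of order at least $m$ by \eqref{eq:norm}, and there are finitely many chains with $\beta_{m}=0$; so the right side $H_\alpha$ converges. We have $H_0=1$. Grouping the chains by $\beta=\beta_1$ shows that $H_\alpha$ satisfies \eqref{eq:rec}, and \eqref{eq:solved} has a unique solution in $\mathbb Q[[q]]$.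
\end{proof}

If $\Phi=\Phi'\sqcup\Phi''$ is an orthogonal decomposition and $\alpha=\alpha'+\alpha''$ accordingly, then a chain for $\alpha$ is a pair of chains for $\alpha'$ and $\alpha''$, and its term in \eqref{eq:chains} is the product of their terms. Hence $\mathfrak J_\alpha=\mathfrak J_{\alpha'}\mathfrak J_{\alpha''}$ and $\mathcal N_\alpha=\mathcal N_{\alpha'}\mathcal N_{\alpha''}$, and it suffices to prove Theorem~\ref{thm:main} for irreducible $\Phi$.

\emph{In Sections~\ref{sec:algebra}--\ref{sec:parameters}, $\Phi$ is irreducible.} Then $d_i\in\{1,r\}$ for a fixed $r\in\{1,2,3\}$, with $r=1$ in the simply laced case. For $i\ne j$ we have $(\alpha_i,\alpha_j)=-\max(d_i,d_j)$ if $i,j$ are adjacent in the Dynkin diagram and $(\alpha_i,\alpha_j)=0$ otherwise. All algebras are over $\mathbb C$.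

\subsection{Commutative algebra}\label{sub:commalg}

A \emph{positively graded algebra} is a finitely generated commutative $\mathbb C$-algebra $B=\bigoplus_{d\ge0}B_d$ with $B_0=\mathbb C$. Put $B_+=\bigoplus_{d>0}B_d$ and $\operatorname{Hilb}(B)=\sum_d(\dim_{\mathbb C}B_d)\,q^d$. A \emph{homogeneous system of parameters} is a sequence $\theta_1,\dots,\theta_m$ of homogeneous elements of $B_+$ such that $m$ is the Krull dimension $\dim B$ and $B/(\theta)$ is a finite-dimensional vector space. We use the following standard facts.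

\begin{enumerate}
\item[(A)] Homogeneous systems of parameters exist; the $\theta_l$ are algebraically independent and $B$ is finite over $\mathbb C[\theta]$. The algebra $B$ is Cohen--Macaulay if and only if it is a free $\mathbb C[\theta]$-module for one, equivalently every, such system. In that case lifts of a homogeneous basis of $B/(\theta)$ form a basis over $\mathbb C[\theta]$, so $\operatorname{Hilb}(B)=\operatorname{Hilb}(B/(\theta))/\prod_l(1-q^{\deg\theta_l})$.
\item[(B)] A positively graded algebra $B$ is Cohen--Macaulay if and only if its localization at $B_+$ is \cite[2.1.27]{BH}.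
\item[(C)] If $h$ is a nonzerodivisor in the maximal ideal of a Noetherian local ring $B$, then $B$ is Cohen--Macaulay if and only if $B/hB$ is. Localizations of Cohen--Macaulay rings and polynomial rings over them are Cohen--Macaulay. In a Cohen--Macaulay ring the grade of a proper ideal (the maximal length of a regular sequence in it) equals its height.
\item[(D)] If $B$ is a finitely generated domain over $\mathbb C$, then $\operatorname{ht}\mathfrak p+\dim B/\mathfrak p=\dim B$ for every prime $\mathfrak p$, and a prime minimal over a nonzero nonunit has height $1$.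
\item[(E)] If $B\subset B'$ is integral, then $\dim B=\dim B'$ and every prime of $B$ is the contraction of a prime of $B'$. If $B\to B'$ is flat, going-down holds, so $\operatorname{ht}(\mathfrak q\cap B)\le\operatorname{ht}\mathfrak q$ for primes $\mathfrak q$ of $B'$.
\item[(F)] Primes minimal over a homogeneous ideal are homogeneous.
\end{enumerate}

We also need the following case of the Hochster--Eagon theorem, and a form of Gauss's lemma.

\begin{lemma}\label{lem:invariants}
Let a finite group $W$ act by graded automorphisms on a positively graded Cohen--Macaulay algebra $B$. Then $B^W$ is a positively graded Cohen--Macaulay algebra of the same dimension.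
\end{lemma}

\begin{proof}
The ring $B^W$ is finitely generated and $B$ is finite over it, so a homogeneous system of parameters $\theta$ of $B^W$ is one of $B$. By (A), $B$ is free over $\mathbb C[\theta]$. Averaging over $W$ makes $B^W$ a graded direct summand of $B$ over $\mathbb C[\theta]$, and a finitely generated graded projective $\mathbb C[\theta]$-module is free.
\end{proof}

\begin{lemma}\label{lem:gauss}
Let $O$ be a discrete valuation ring with uniformizer $\pi$ and fraction field $K$, and let $t=(t_1,\dots,t_m)$ be variables. If $a\in O[t]$ is nonzero modulo $\pi$, $G\in K[t]$ and $aG\in O[t]$, then $G\in O[t]$.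
\end{lemma}

\begin{proof}
Let $e\ge0$ be minimal with $\pi^eG\in O[t]$. If $e>0$, then $a$ and $\pi^eG$ are nonzero modulo $\pi$ while their product $\pi^e(aG)$ is zero modulo $\pi$; this is impossible in the domain $(O/\pi)[t]$.
\end{proof}

\section{The algebra $A_\alpha$}\label{sec:algebra}

Fix $\alpha\in Q^{\ge0}$. The examples suggest a recipe: take coordinates $x_p,y_p$ for $a_i$ points of each color $i$, and prescribe the poles allowed along each hypersurface where two points interact, using Section~\ref{sub:rank1} as the model for two points of the same color and Section~\ref{sub:11} for two points of adjacent colors.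

\subsection{Definition}

Let $\mathbf P=\{(i,a): i\in I,\ 1\le a\le a_i\}$. Its elements are \emph{points}, the point $(i,a)$ has \emph{color} $i$, and $\mathbf P_i$ is the set of points of color $i$. For $p\in\mathbf P_i$ put $d_p=d_i$. We write $p\approx p'$ if $p\ne p'$ have the same color, and $p\sim p'$ if their colors are adjacent. The group $W=\prod_i\mathfrak S_{a_i}$ permutes the points of each color. Take variables $x_p$ and $y_p$ $(p\in\mathbf P)$ with
\[
\deg x_p=d_i,\qquad \deg y_p=d_ia_i\qquad(p\in\mathbf P_i),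
\]
permuted by $W$. Let $K=\mathbb C(x)$, and write elements of $K[y]$ as $F=\sum_{\lambda\in\mathbb N^{\mathbf P}}F_\lambda y^\lambda$.

For adjacent colors $i<j$ let $M=\max(d_i,d_j)$ and $\kappa_{ij}(u,v)=\kappa_{ji}(v,u)=u^{M/d_i}-v^{M/d_j}$. For $p\in\mathbf P_i$, $p'\in\mathbf P_j$ with $i,j$ adjacent put $\kappa_{pp'}=\kappa_{ij}(x_p,x_{p'})$. Then $\kappa_{pp'}=\kappa_{p'p}$ is homogeneous of degree $M=-(\alpha_i,\alpha_j)$, and $w\kappa_{pp'}=\kappa_{wp,wp'}$ for $w\in W$. The \emph{walls} are the polynomials $\kappa_{pp'}$ for $p\sim p'$ and $x_p-x_{p'}$ for $p\approx p'$. Each wall has degree one in one of its two variables, so it is irreducible, and walls belonging to different pairs $\{p,p'\}$ are not associate.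

For an irreducible $\pi\in\mathbb C[x]$ let $O_\pi=\mathbb C[x]_{(\pi)}$, a discrete valuation ring with fraction field $K$; recall $\bigcap_\pi O_\pi=\mathbb C[x]$. Define a subring $O'_\pi\subset K[y]$, depending only on $\pi$ up to a scalar, as follows.
\begin{enumerate}
\item[(O1)] If $\pi$ is not a wall, $O'_\pi=O_\pi[y]$.
\item[(O2)] If $\pi=\kappa_{pp'}$, then $O'_\pi=O_\pi[y][\,y_py_{p'}/\pi\,]=\bigoplus_\lambda O_\pi\,\pi^{-\min(\lambda_p,\lambda_{p'})}y^\lambda$; the second description holds because the ring is spanned over $O_\pi$ by the elements $\pi^{-e}y^\lambda$ with $e\le\min(\lambda_p,\lambda_{p'})$.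
\item[(O3)] If $\pi=x_p-x_{p'}$, then $O'_\pi=O_\pi[y][u]$ with $u=(y_p-y_{p'})/\pi$. This is the polynomial ring over $O_\pi$ in $y_{p'}$, $u$ and the $y_s$ $(s\ne p,p')$, and $y_p=y_{p'}+\pi u$.
\end{enumerate}

\begin{definition}
$A=A_\alpha=\{F\in K[y]^W:\ F\in O'_\pi\text{ for all irreducible }\pi\in\mathbb C[x]\}$.
\end{definition}

The ring $A$ is a domain containing $\mathbb C[x]^W$. Let $\delta$ be the product of the walls. The coefficients of an element of $A$ have poles only along walls, so $A\subset\mathbb C[x,y][\delta^{-1}]$; conversely, an element of this graded ring satisfies the conditions (O1) automatically. The rings in (O2) and (O3) are stable under the action of $\mathbb C^*$ that scales each variable according to its degree, because walls are homogeneous and $\deg y_p=\deg y_{p'}$ for $p\approx p'$. Hence $A$ is a graded subring of $\mathbb C[x,y][\delta^{-1}]$.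

\subsection{Elements of $A_\alpha$}

For $\varepsilon\subset\mathbf P$ let $\operatorname{wt}(\varepsilon)=\sum_i|\varepsilon\cap\mathbf P_i|\,\alpha_i$, and put
\[
e_\varepsilon=\frac{\prod_{p\in\varepsilon}y_p}{\Delta_\varepsilon},\qquad
\Delta_\varepsilon=\prod_{\substack{p\in\varepsilon,\ s\notin\varepsilon\\ p\approx s}}(x_p-x_s)\prod_{\substack{\{p,p'\}\subset\varepsilon\\ p\sim p'}}\kappa_{pp'} .
\]
Then $we_\varepsilon=e_{w\varepsilon}$. If $\operatorname{wt}(\varepsilon)=\beta$, then by \eqref{eq:norm}
\begin{equation}\label{eq:dege}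
\deg e_\varepsilon=\sum_id_ia_ib_i-\sum_id_ib_i(a_i-b_i)+\sum_{i<j}(\alpha_i,\alpha_j)b_ib_j=\frac{(\beta,\beta)}2 ,
\end{equation}
which is how the exponents in \eqref{eq:chains} will arise. With $W_\varepsilon$ the stabilizer of $\varepsilon$ and $\varphi\in\mathbb C[x]^{W_\varepsilon}$, put
\[
c[\varepsilon,\varphi]=\sum_{w\in W/W_\varepsilon}w(\varphi e_\varepsilon).
\]
The sum has one term for each subset $\varepsilon'$ with $\operatorname{wt}(\varepsilon')=\operatorname{wt}(\varepsilon)$.

\begin{lemma}\label{lem:elements}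
$c[\varepsilon,\varphi]\in A$. More generally, if $\varphi$ is a polynomial in auxiliary variables, fixed by $W$, with coefficients in $\mathbb C[x]^{W_\varepsilon}$, then $c[\varepsilon,\varphi]$ is a polynomial in these variables with coefficients in $A$.
\end{lemma}

\begin{proof}
The second statement follows from the first by linearity. The element is $W$-invariant with poles only along walls. At $\pi=\kappa_{pp'}$, the term of $\varepsilon'$ has a pole only if $p,p'\in\varepsilon'$; then the pole is simple and the term is divisible by $y_py_{p'}$, as (O2) requires. At $\pi=x_p-x_{p'}$ let $w=(p\;p')$, so $w\pi=-\pi$. The terms of those $\varepsilon'$ that contain both or neither of $p,p'$ lie in $O_\pi[y]$. The other terms come in pairs $t+wt$ with $t=hy_p/\pi$ and $h\in O_\pi[y_s: s\ne p,p']$, and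
\[
t+wt=\frac{hy_p-w(h)y_{p'}}\pi=h\,\frac{y_p-y_{p'}}\pi+\frac{h-w(h)}\pi\,y_{p'}\in O'_\pi ,
\]
because $w$ acts trivially on $O_\pi/\pi O_\pi$.
\end{proof}

To compare different $\alpha$ it is convenient to use only the variables inside $\varepsilon$. For $\beta\in Q^{\ge0}$ let $\Lambda_\beta=\bigotimes_i\mathbb C[u_{i,1},\dots,u_{i,b_i}]^{\mathfrak S_{b_i}}$ with $\deg u_{i,a}=d_i$. For $\varphi\in\Lambda_\beta$ and $\operatorname{wt}(\varepsilon)=\beta$ let $\varphi(x_\varepsilon)$ be the result of substituting the variables $x_p$, $p\in\varepsilon\cap\mathbf P_i$, for the $u_{i,a}$. Put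
\[
c_\beta[\varphi]=\sum_{\operatorname{wt}(\varepsilon)=\beta}\varphi(x_\varepsilon)\,e_\varepsilon\in A,\qquad c_\alpha=c_\alpha[1]=e_{\mathbf P}=\frac{\prod_py_p}{\prod_{p\sim p'}\kappa_{pp'}} ,
\]
where $c_\beta[\varphi]=0$ if $\beta\not\le\alpha$. In the examples of Section~\ref{sec:examples}, $c_\alpha$ is the element $c$.

Finally, for $\lambda\in\mathbb N^{\mathbf P}$ let $\varepsilon_k(\lambda)=\{p:\lambda_p\ge k\}$ $(k\ge1)$ be its \emph{level sets} and put $e_\lambda=\prod_{k\ge1}e_{\varepsilon_k(\lambda)}=y^\lambda/\Delta_\lambda$. Counting the $k$ for which exactly one, or both, of $p,p'$ lie in $\varepsilon_k(\lambda)$ gives, up to sign,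
\begin{equation}\label{eq:Delta}
\Delta_\lambda=\prod_{\{p,p'\},\ p\approx p'}(x_p-x_{p'})^{|\lambda_p-\lambda_{p'}|}\prod_{\{p,p'\},\ p\sim p'}\kappa_{pp'}^{\min(\lambda_p,\lambda_{p'})} .
\end{equation}

\section{The spread filtration}\label{sec:filtration}

One would like to say that the coefficient $F_\lambda$ of an element of $A$ has denominator at most $\Delta_\lambda$. This is false: for $\alpha=2\alpha_1$ in rank one, $u=(y_1-y_2)/(x_1-x_2)$ lies in $A$ and the coefficient of $y_1y_2$ in $u^2$ is $-2/(x_1-x_2)^2$, while $\Delta_{(1,1)}=1$. It is true for the monomials $y_1^2$ and $y_2^2$ of $u^2$, whose exponents are farthest apart. We therefore filter $A$ by how far apart the exponents are.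

Define the \emph{spread} of $\lambda\in\mathbb N^{\mathbf P}$ by
\[
\operatorname{spr}(\lambda)=\sum_{\{p,p'\}\subset\mathbf P}|\lambda_p-\lambda_{p'}|,
\]
the sum running over all pairs of points, whatever their colors. It is $W$-invariant and subadditive. Call $\lambda,\lambda'$ \emph{compatible} if $(\lambda_p-\lambda_{p'})(\lambda'_p-\lambda'_{p'})\ge0$ for all $p,p'$. Since $|\sum_k t_k|=\sum_k|t_k|$ holds exactly when no two of the real numbers $t_k$ have opposite signs, the spread of a sum equals the sum of the spreads if and only if the summands are pairwise compatible. Call two sets \emph{nested} if one contains the other. Two sets $\varepsilon,\varepsilon'$ fail to be nested exactly when there are $p\in\varepsilon\setminus\varepsilon'$ and $p'\in\varepsilon'\setminus\varepsilon$. Applying this to level sets shows: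
\begin{equation}\label{eq:nested}
\lambda,\lambda'\text{ are compatible}\iff\varepsilon_k(\lambda),\ \varepsilon_l(\lambda')\text{ are nested for all }k,l.
\end{equation}
In particular indicator functions $1_\varepsilon,1_{\varepsilon'}$ are compatible if and only if $\varepsilon,\varepsilon'$ are nested; it is for this that the spread sums over all pairs. If $\lambda,\lambda'$ are compatible, the level sets of both form one chain with indicator functions adding up to $\lambda+\lambda'$, so they are the level sets of $\lambda+\lambda'$, and $e_\lambda e_{\lambda'}=e_{\lambda+\lambda'}$.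

Let $A_{\le c}=\{F\in A: \operatorname{spr}(\lambda)\le c\text{ whenever }F_\lambda\ne0\}$. This is an exhaustive ring filtration by graded $\mathbb C[x]^W$-submodules, with $A_{\le-1}=0$. The map $F\mapsto\sum_{\operatorname{spr}(\lambda)=c}F_\lambda y^\lambda$ (the \emph{top part}) embeds $A_{\le c}/A_{\le c-1}$ in $\bigoplus_{\operatorname{spr}(\lambda)=c}Ky^\lambda$.

\begin{lemma}\label{lem:top}
The image of $A_{\le c}/A_{\le c-1}$ is $\bigl(\bigoplus_{\operatorname{spr}(\lambda)=c}\mathbb C[x]\,e_\lambda\bigr)^W$. It is spanned by top parts of elements of $\mathbb C[x]^W$ and of products of elements $c[\varepsilon,\varphi]$ with $\varepsilon\ne\emptyset$.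
\end{lemma}

\begin{proof}
\emph{The image is contained in the right side.} Let $F\in A_{\le c}$ and $\operatorname{spr}(\lambda)=c$. The top part of $F$ is $W$-invariant, so it suffices to show $F_\lambda\Delta_\lambda\in O_\pi$ for every $\pi$. For $\pi$ as in (O1) or (O2) this follows from the description of $O'_\pi$ and \eqref{eq:Delta}. Let $\pi=x_p-x_{p'}$ and, say, $\lambda_p\ge\lambda_{p'}=:m$. The ring $O'_\pi$ is multigraded by the degree in each $y_s$ $(s\ne p,p')$ and the total degree in $y_p,y_{p'}$, with $u$ of total degree $1$. Take the component of $F$ that contains $y^\lambda$ and remove the monomial in the $y_s$; this gives $G\in O_\pi[y_{p'},u]$, a $K$-linear combination of monomials $y_p^ly_{p'}^{l'}$ with $l+l'=\lambda_p+m$.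

Suppose $\min(l,l')=m-t$ with $t>0$, so that $\max(l,l')=\lambda_p+t$. Replacing $(\lambda_p,\lambda_{p'})$ by $(l,l')$ increases the term of $\{p,p'\}$ in the spread by $2t$. For $s\ne p,p'$ it does not decrease the sum of the terms of $\{p,s\}$ and $\{p',s\}$, because $\phi(\xi)=|\xi-\lambda_s|$ is convex and hence $\phi(\lambda_p+t)+\phi(m-t)\ge\phi(\lambda_p)+\phi(m)$. The new exponent has spread greater than $c$, so its coefficient in $F$ vanishes. Therefore $G=(y_py_{p'})^mG'$ with $G'\in K[y_p,y_{p'}]$ homogeneous of degree $\lambda_p-m$. Both $y_{p'}$ and $y_p=y_{p'}+\pi u$ are nonzero modulo $\pi$ in $O_\pi[y_{p'},u]$, so $G'\in O_\pi[y_{p'},u]$ by Lemma~\ref{lem:gauss}. Substituting $u=(y_p-y_{p'})/\pi$, we see that the coefficients of $G'$ with respect to $y_p,y_{p'}$ have poles of order at most $\lambda_p-m$ along $\pi$, and this is the exponent of $\pi$ in \eqref{eq:Delta}.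

\emph{The right side is contained in the image.} Let $W_\lambda$ be the stabilizer of $\lambda$. The right side is spanned by the sums $\sum_{w\in W/W_\lambda}w(\varphi e_\lambda)$ with $\operatorname{spr}(\lambda)=c$ and $\varphi\in\mathbb C[x]^{W_\lambda}$. For $\lambda=0$ such a sum is an element of $\mathbb C[x]^W\subset A$. Let $\lambda\ne0$, $m=\max_p\lambda_p$, $\varepsilon_k=\varepsilon_k(\lambda)$ and $\varepsilon_0=\mathbf P$. The group $W_\lambda$ is the product of the symmetric groups of the blocks $(\varepsilon_l\setminus\varepsilon_{l+1})\cap\mathbf P_i$, so $\mathbb C[x]^{W_\lambda}$ is generated by the power sums over the blocks. Each is a difference of power sums over $\varepsilon_l\cap\mathbf P_i$ and $\varepsilon_{l+1}\cap\mathbf P_i$. Power sums over $\varepsilon_k\cap\mathbf P_i$ lie in $\mathbb C[x]^{W_{\varepsilon_k}}$, and for $k=0$ they lie in $\mathbb C[x]^W\subset\mathbb C[x]^{W_{\varepsilon_1}}$. So we may assume $\varphi=\varphi_1\cdots\varphi_m$ with $\varphi_k\in\mathbb C[x]^{W_{\varepsilon_k}}$.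

Expand $\prod_{k=1}^mc[\varepsilon_k,\varphi_k]\in A$. Its terms are indexed by tuples $(\varepsilon'_k)$ with $\varepsilon'_k\in W\varepsilon_k$, and the term of such a tuple is a multiple of $y^{\lambda'}$ with $\lambda'=\sum_k1_{\varepsilon'_k}$. We have $\operatorname{spr}(\lambda')\le\sum_k\operatorname{spr}(1_{\varepsilon'_k})=\sum_k\operatorname{spr}(1_{\varepsilon_k})=c$, with equality if and only if the $\varepsilon'_k$ are pairwise nested. Since $|\varepsilon'_1|\ge|\varepsilon'_2|\ge\cdots$, this means $\varepsilon'_1\supseteq\varepsilon'_2\supseteq\cdots$. Chains with prescribed weights form a single $W$-orbit, the stabilizer of $(\varepsilon_k)$ is $W_\lambda$, and the term of $w(\varepsilon_k)$ is $\prod_kw(\varphi_ke_{\varepsilon_k})=w(\varphi e_\lambda)$. So the product lies in $A_{\le c}$ and has the required top part.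
\end{proof}

Recall that the \emph{Stanley--Reisner ring} of a simplicial complex is the quotient of the polynomial ring on its vertices by the monomials whose support is not a face; its dimension is the largest number of vertices of a face. The \emph{order complex} of a finite poset has the chains as faces. Let $\mathcal S$ be the Stanley--Reisner ring of the order complex of the poset of nonempty subsets of $\mathbf P$ (the barycentric subdivision of a simplex). Denote the variables by $e_\varepsilon$ and give them the degrees \eqref{eq:dege}, which are positive. The nonzero monomials of $\mathcal S$ are the products of level sets of the $\lambda\in\mathbb N^{\mathbf P}$. So, by \eqref{eq:nested}, $\mathcal S$ has a basis $(e_\lambda)$ with $e_\lambda e_{\lambda'}=e_{\lambda+\lambda'}$ if $\lambda,\lambda'$ are compatible and $e_\lambda e_{\lambda'}=0$ otherwise.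

\begin{theorem}\label{thm:structure}
\begin{enumerate}
\item[(a)] $\operatorname{gr}A\cong\mathcal S[x]^W$ as graded rings.
\item[(b)] $A$ is a free $\mathbb C[x]^W$-module, $A_d=0$ for $d<0$, $A_0=\mathbb C$, and $\operatorname{Hilb}(A)=\mathfrak J_\alpha$.
\item[(c)] $A$ is generated as an algebra by $\mathbb C[x]^W$ and the elements $c_\beta[\varphi]$ with $0\ne\beta\le\alpha$, $\varphi\in\Lambda_\beta$.
\item[(d)] $A$ is a positively graded Cohen--Macaulay domain of dimension $2|\alpha|$.
\end{enumerate}
\end{theorem}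

\begin{proof}
(a) By Lemma~\ref{lem:top}, top parts identify $\operatorname{gr}A$ with $(\bigoplus_\lambda\mathbb C[x]e_\lambda)^W$. For $F\in A_{\le c}$ and $F'\in A_{\le c'}$, the part of $FF'$ of spread $c+c'$ is the sum of the products $F_\lambda y^\lambda\cdot F'_{\lambda'}y^{\lambda'}$ over compatible pairs with spreads $c$ and $c'$. This is the multiplication of $\mathcal S[x]$.

(b) As a graded $\mathbb C[x]^W$-module, $\operatorname{gr}A\cong\bigoplus_{\lambda\in\mathbb N^{\mathbf P}/W}\mathbb C[x]^{W_\lambda}e_\lambda$. Each $\mathbb C[x]^{W_\lambda}$ is a polynomial ring, finite over the polynomial ring $\mathbb C[x]^W$ of the same dimension, hence free over it by (A). So every step $A_{\le c-1}\subset A_{\le c}$ splits, and $A\cong\operatorname{gr}A$ as graded modules. The $W$-orbits of $\lambda$ correspond to the chains $\alpha=\beta_0\ge\beta_1\ge\cdots$ via $\beta_k=\operatorname{wt}(\varepsilon_k(\lambda))$, and $\deg e_\lambda=\sum_{k\ge1}(\beta_k,\beta_k)/2$ by \eqref{eq:dege}. Symmetric polynomials in $b$ variables of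 degree $d$ have Hilbert series $\prod_{j=1}^b(1-q^{dj})^{-1}$, and the sizes of the blocks of $W_\lambda$ are the coordinates of the $\beta_k-\beta_{k+1}$; so $\operatorname{Hilb}(\mathbb C[x]^{W_\lambda})=\prod_{k\ge0}(q)_{\beta_k-\beta_{k+1}}^{-1}$. Summing over orbits gives \eqref{eq:chains}, a power series with constant term $1$.

(c) By Lemma~\ref{lem:top} and induction on $c$, the algebra $A$ is generated by $\mathbb C[x]^W$ and the $c[\varepsilon,\varphi]$ with $\varepsilon\ne\emptyset$. Power sums over $\mathbf P_i\setminus\varepsilon$ are differences of power sums over $\mathbf P_i$ and over $\varepsilon\cap\mathbf P_i$. So $\mathbb C[x]^{W_\varepsilon}$ is spanned by products $\psi\cdot\varphi(x_\varepsilon)$ with $\psi\in\mathbb C[x]^W$, $\varphi\in\Lambda_{\operatorname{wt}(\varepsilon)}$, and $c[\varepsilon,\psi\varphi(x_\varepsilon)]=\psi\,c_{\operatorname{wt}(\varepsilon)}[\varphi]$.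

(d) The order complex above is shellable \cite{Bjorner}, so $\mathcal S$ is Cohen--Macaulay \cite[Theorem~5.1.13]{BH}; maximal chains have $|\alpha|$ elements, so $\dim\mathcal S=|\alpha|$. By (C) and Lemma~\ref{lem:invariants}, $\operatorname{gr}A=\mathcal S[x]^W$ is finitely generated and Cohen--Macaulay of dimension $2|\alpha|$. To pass from $\operatorname{gr}A$ to $A$, consider the Rees algebra $\mathcal R=\bigoplus_{c\ge0}A_{\le c}h^c\subset A[h]$, a domain. Grade it by giving $Fh^c$ the degree $\deg F+c$; the part of degree $0$ is $\mathbb C$, and $\mathcal R/h\mathcal R=\operatorname{gr}A$. Lifts of homogeneous generators of $\operatorname{gr}A$, together with $h$, generate $\mathcal R$, by induction on the degree. So $\mathcal R$ is a positively graded algebra, and $\dim\mathcal R=2|\alpha|+1$ by (D). By (C), the localization of $\mathcal R$ at $\mathcal R_+$ is Cohen--Macaulay, hence so is $\mathcal R$ by (B). The map $\mathcal R\to A$, $h\mapsto1$, is surjective. Its kernel is $(h-1)\mathcal R$: if $\sum_cF_c=0$ with $F_c\in A_{\le c}$,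 then $\sum_cF_ch^c=(1-h)\sum_c(F_0+\dots+F_c)h^c$. By (C) and (D), $A=\mathcal R/(h-1)\mathcal R$ is finitely generated and Cohen--Macaulay of dimension $2|\alpha|$.
\end{proof}

\begin{remark}
The definition reproduces the algebras of Section~\ref{sec:examples}. In rank one the coefficients of $P$ and $Q$ lie in $A_\alpha$ by Lemma~\ref{lem:elements} and generate a polynomial subring with Hilbert series $1/(q)_a^2=\operatorname{Hilb}(A_\alpha)$. For $\alpha=\alpha_1+\alpha_2$ the group $W$ is trivial, so by (c) the hypersurface ring of Section~\ref{sub:11} surjects onto $A_\alpha$, and the two Hilbert series agree. There $y_1,y_2$ have spread $1$ and $c$ has spread $0$, and the relation degenerates to $y_1y_2=0$.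
\end{remark}

\section{The boundary $c_\alpha=0$}\label{sec:boundary}

We imitate the removal of a common root in Section~\ref{sub:rank1}. Let $i\in\operatorname{supp}\alpha$, $\alpha'=\alpha-\alpha_i$, $p_0=(i,a_i)$ and $t=x_{p_0}$. Primes denote the objects for $\alpha'$, so $\mathbf P'=\mathbf P\setminus\{p_0\}$ and $x'=(x_p)_{p\in\mathbf P'}$. Let $\rho_i\colon K[y]\to K[y']$ be the $K$-algebra map with
\[
y_{p_0}\mapsto0,\qquad y_p\mapsto(x_p-t)\,y'_p\quad(p\approx p_0),\qquad y_p\mapsto y'_p\quad\text{otherwise}.
\]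
It preserves degrees, since $d_ia_i=d_i+d_i(a_i-1)$. If $p_0\in\varepsilon$, then $\rho_i(e_\varepsilon)=0$. If $p_0\notin\varepsilon$, then $\Delta_\varepsilon=\Delta'_\varepsilon\prod_{p\in\varepsilon\cap\mathbf P_i}(x_p-t)$, so $\rho_i(e_\varepsilon)=e'_\varepsilon$. Hence $\rho_i(c_\beta[\varphi])=c'_\beta[\varphi]$. Since $\mathbb C[x]^W\subset\mathbb C[x']^{W'}[t]$, Theorem~\ref{thm:structure}(c) shows that $\rho_i$ restricts to a graded homomorphism $\rho_i\colon A_\alpha\to A_{\alpha'}[t]$. From now on $\rho_i$ denotes this restriction.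

\begin{lemma}\label{lem:kernel}
Let $\alpha\ne0$. Then $\bigcap_{i\in\operatorname{supp}\alpha}\ker\rho_i=c_\alpha A$. Consequently a prime of $A$ that contains $c_\alpha$ contains $\ker\rho_i$ for some $i\in\operatorname{supp}\alpha$.
\end{lemma}

\begin{proof}
We have $\rho_i(F)=0$ if and only if $F_\lambda=0$ whenever $\lambda_{p_0}=0$; since $F_{w\lambda}=w(F_\lambda)$, this holds if and only if $F_\lambda=0$ whenever $\lambda_p=0$ for some $p\in\mathbf P_i$. So the intersection consists of the $F\in A$ divisible by $\prod_py_p$ in $K[y]$, and it contains $c_\alpha A$. Conversely, for such $F$ the quotient $F/c_\alpha=F\prod\kappa_{pp'}/\prod_py_p$ is a $W$-invariant element of $K[y]$, and we check that it lies in each $O'_\pi$. Its coefficients are the $F_\lambda\prod\kappa_{pp'}$, now attached to the exponents $(\lambda_s-1)_s$. This settles (O1), and also (O2), because the pole order allowed along $\kappa_{pp'}$ drops by one and so does the actual pole order. In case (O3) all $y_s$, including $y_p=y_{p'}+\pi u$, are nonzero modulo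 $\pi$ in the polynomial ring $O'_\pi$, so $F/\prod_sy_s\in O'_\pi$ by Lemma~\ref{lem:gauss}. The last statement holds because a prime containing a finite intersection of ideals contains one of them.
\end{proof}

The elementary symmetric polynomials will be half of the parameters, so we divide them out. Let $\mathbb C[x]^W_+$ be the ideal of $\mathbb C[x]^W$ of invariants without constant term, and put
\[
R_\alpha=A_\alpha/\mathbb C[x]^W_+A_\alpha .
\]
This is a positively graded algebra, generated by the classes of the $c_\beta[\varphi]$, and $R_0=\mathbb C$. The composite $A_\alpha\to A_{\alpha'}[t]\to A_{\alpha'}\to R_{\alpha'}$, where the middle map sets $t=0$, kills $\mathbb C[x]^W_+$ and sends $c_\beta[\varphi]$ to the class of $c'_\beta[\varphi]$. It therefore induces a graded surjection $\bar\rho_i\colon R_\alpha\to R_{\alpha-\alpha_i}$.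

\begin{proposition}\label{prop:boundary}
Let $\alpha\ne0$ and let $\mathfrak p$ be a homogeneous prime of $R_\alpha$ containing the class of $c_\alpha$. Then $\mathfrak p\supseteq\ker\bar\rho_i$ for some $i\in\operatorname{supp}\alpha$. Hence $\bar\rho_i(\mathfrak p)$ is a homogeneous prime and $R_\alpha/\mathfrak p\cong R_{\alpha-\alpha_i}/\bar\rho_i(\mathfrak p)$ as graded rings.
\end{proposition}

\begin{proof}
Let $\mathfrak p_1\subset A$ be the preimage of $\mathfrak p$. By Lemma~\ref{lem:kernel} it contains some $\ker\rho_i$, so $\rho_i(\mathfrak p_1)$ is a prime of $\rho_i(A)$. The point to prove is that the extra variable $t$ does no harm. The ring $A_{\alpha'}[t]$ is generated by the $c'_\beta[\varphi]\in\rho_i(A)$ together with $t$ and $\mathbb C[x']^{W'}$, which are integral over $\mathbb C[x]^W\subset\rho_i(A)$. By (E) there is a prime $\mathfrak p_2$ of $A_{\alpha'}[t]$ with $\mathfrak p_2\cap\rho_i(A)=\rho_i(\mathfrak p_1)$; it contains $\mathbb C[x]^W_+$. Let $\phi$ be $t$ or a homogeneous element of $\mathbb C[x']^{W'}_+$.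 It is a root of $\prod_{w\in W}(X-w\phi)$, whose non-leading coefficients lie in $\mathbb C[x]^W_+$; so $\phi^{|W|}\in\mathfrak p_2$ and $\phi\in\mathfrak p_2$. Now let $F\in A$ map to $0$ in $R_{\alpha'}$. Then $\rho_i(F)$ lies in the ideal of $A_{\alpha'}[t]$ generated by $t$ and $\mathbb C[x']^{W'}_+$, hence in $\mathfrak p_2\cap\rho_i(A)=\rho_i(\mathfrak p_1)$. As $\ker\rho_i\subset\mathfrak p_1$, we get $F\in\mathfrak p_1$.
\end{proof}

\section{The vectors $U_\nu$}\label{sec:vectors}

In this section and the next, $\alpha\ne0$. We need many elements of $A$ of degree $d_ia_i$, enough to have no common zero where $c_\alpha\ne0$. We produce them by the construction of Section~\ref{sub:11}: glue the rank one elements $f_p$ into one group element $f(z)$, apply it to highest weight vectors, and clear denominators.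

\subsection{The unfolded group}

When $r>1$, a wall between a short and a long color reads $x_p^r=x_{p'}$. If $z$ is a coordinate of degree $1$, a point of short color is a value of $z$ and a point of long color is a value of $z^r$, and the wall is where the corresponding orbits under the $r$-th roots of unity coincide. To treat all points of an orbit on an equal footing, we replace each short node by $r$ copies.

Let $\zeta$ be a primitive $r$-th root of unity and $\tilde I=\{(i,k): i\in I,\ k\in\mathbb Z/(r/d_i)\}$. For adjacent $i,j$ with $d_i\le d_j$, join $(i,k)$ and $(j,l)$ if $k\equiv l\pmod{r/d_j}$; there are no other edges. Thus copies of adjacent short nodes are joined when they have the same index, and a long node is joined to all copies of an adjacent short node. The graph $\tilde I$ is a simply laced Dynkin diagram: that of $\Phi$ if $r=1$, and of type $D_{n+1}$ for $B_n$ ($A_3$ if $n=2$), $A_{2n-1}$ for $C_n$, $E_6$ for $F_4$, $D_4$ for $G_2$. Nodes over the same $i$, or over non-adjacent $i,j$, are not adjacent.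

Let $G$ be the simply connected simple complex group of type $\tilde I$, with maximal torus $T$, opposite maximal unipotent subgroups $N_\pm$, simple roots $\alpha_\nu$ of squared length $2$, and negative simple root vectors $F_\nu$ $(\nu\in\tilde I)$. Let $V_\nu$ be the fundamental module with highest weight $\omega_\nu$ and highest weight vector $v_\nu$; \emph{coordinates} in $V_\nu$ refer to a fixed basis of weight vectors. Recall that
\begin{equation}\label{eq:serre}
F_\nu^2v_\nu=0,\quad F_{\nu'}v_\nu=0\ \ (\nu'\ne\nu),\qquad [F_\nu,F_{\nu'}]=0\ \ (\nu,\nu'\text{ not adjacent}),\qquad(\operatorname{ad}F_\nu)^2F_{\nu'}=0 .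
\end{equation}

For a connected unipotent group $H$ over $\mathbb C$, the map $\exp\colon\operatorname{Lie}H\to H$ is an isomorphism of varieties, so $H(S)=\exp(\operatorname{Lie}H\otimes S)$ for every $\mathbb C$-algebra $S$. If $H\ne1$, it has a central subgroup $\mathbb G_a$; the quotient $\bar H=H/\mathbb G_a$ is unipotent, and a linear section of $\operatorname{Lie}H\to\operatorname{Lie}\bar H$ gives a section $\iota\colon\bar H\to H$ of varieties with $\iota(1)=1$. Let $\chi_\nu\colon N_-\to\mathbb G_a$ send $\exp X$ to the coefficient of $F_\nu$ in $X$; it is a homomorphism. If $v$ is a vector of weight $\omega$ in a $G$-module and $g\in N_-(S)$, then the components of $gv$ of weights $\omega$ and $\omega-\alpha_\nu$ are $v$ and $\chi_\nu(g)F_\nu v$.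

\subsection{Gluing}

The next lemma is partial fraction decomposition with values in a unipotent group. It is stated over an arbitrary base ring because we will use it both over $K[y]$ and over the rings $O'_\pi$.

Let $S$ be a commutative $\mathbb C$-algebra and let $D_1,\dots,D_m\in S[z]$ $(m\ge1)$ be monic of positive degree and pairwise comaximal. Put $D=\prod_lD_l$, $S_D=S[z,D^{-1}]\subset S((z^{-1}))$ and $S^{(l)}=S[z,\prod_{l'\ne l}D_{l'}^{-1}]$; elements of $S^{(l)}$ are those ``regular along $D_l$''. For $a\in S_D$ write $a(\infty)=0$ if $a\in z^{-1}S[[z^{-1}]]$, and for $f=\exp X\in H(S_D)$ write $f(\infty)=1$ if all coordinates of $X$ vanish at $\infty$. Such $f$ form a subgroup.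

\begin{lemma}\label{lem:glue}
We have $\bigcap_lS^{(l)}=S[z]$. If $H$ is a connected unipotent group and $f_l\in H(S[z,D_l^{-1}])$ for $1\le l\le m$, then there is a unique $f\in H(S_D)$ with $f(\infty)=1$ and $f\in H(S^{(l)})f_l$ for all $l$.
\end{lemma}

\begin{proof}
Let $S_l^-=\{a\in S[z,D_l^{-1}]:a(\infty)=0\}$. We claim $S_D=S[z]\oplus\bigoplus_lS_l^-$. Division with remainder by powers of $D_l$ gives $S[z,D_l^{-1}]=S[z]\oplus S_l^-$. For each $e$ the polynomials $(D/D_l)^e$ generate the unit ideal, so $S_D=\sum_lS[z,D_l^{-1}]$. If $b+\sum_la_l=0$ with $b\in S[z]$ and $a_l\in S_l^-$, then $a_l\in S[z,D_l^{-1}]\cap S^{(l)}$, so $D_l^ea_l$ and $(D/D_l)^ea_l$ are polynomials for large $e$; by comaximality $a_l\in S[z]$, hence $a_l=0$, and then $b=0$. The same argument applied to the $D_{l'}$, $l'\ne l$, gives $S^{(l)}=S[z]\oplus\bigoplus_{l'\ne l}S_{l'}^-$. Thus $a\in S^{(l)}$ if and only if its component $(a)_l^-$ in $S_l^-$ vanishes, and $\bigcap_lS^{(l)}=S[z]$.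

We prove the second statement by induction on $\dim H$; for $H=1$ there is nothing to prove. Take $\mathbb G_a$, $\bar H$, $\iota$ as above, and write central elements of $\mathbb G_a(S_D)=S_D$ additively. Let $\bar f=\bar g_l\bar f_l$ with $\bar g_l\in\bar H(S^{(l)})$ be the solution for the images $\bar f_l$. Then $\iota(\bar f)(\infty)=1$, and $\iota(\bar f)=\iota(\bar g_l)f_l\,\eta_l$ with $\eta_l\in S_D$, since both sides have the same image in $\bar H$. Put $\eta=-\sum_l(\eta_l)_l^-$. Then $\eta(\infty)=0$ and $(\eta_l+\eta)_l^-=0$, so $\eta_l+\eta\in S^{(l)}$, and $f=\iota(\bar f)\eta=\iota(\bar g_l)(\eta_l+\eta)f_l$ is a solution. If $f=g_lf_l$ and $f'=g'_lf_l$ are two solutions, then by induction $f'=f\eta$ with $\eta\in S_D$ central. Then $\eta=g_l^{-1}g'_l\in S^{(l)}$ for all $l$, so $\eta\in S[z]$, and $\eta(\infty)=0$ gives $\eta=0$.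
\end{proof}

Uniqueness has three consequences that we use freely: a solution over a subring of $S$ is the solution over $S$; a homomorphism $H\to H'$ sends the solution to the solution for the images of the $f_l$; and an automorphism of $S_D$ that permutes the data and preserves vanishing at $\infty$ fixes the solution.

\subsection{Definition and integrality of $U_\nu$}

For $\nu=(i,k)\in\tilde I$ put $\tau_\nu=(\zeta^{-k}z)^{d_i}$, which depends only on $k$ modulo $r/d_i$. For $p\in\mathbf P_i$ put
\[
D_p=z^r-x_p^{r/d_p},\qquad Y_p=e_{\{p\}}=\frac{y_p}{\prod_{s\approx p}(x_p-x_s)},\qquad f_p=\prod_{k\in\mathbb Z/(r/d_i)}\exp\Bigl(\frac{Y_p}{\tau_{(i,k)}-x_p}\,F_{(i,k)}\Bigr),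
\]
where the factors of $f_p$ commute. Two identities relate the $\tau_\nu$. First,
\begin{equation}\label{eq:tau1}
\prod_{k}(\tau_{(i,k)}-x_p)=\pm D_p\qquad(p\in\mathbf P_i):
\end{equation}
for $d_i=r$ there is one factor $z^r-x_p$, and for $d_i=1$ the product is $\prod_k\zeta^{-k}\cdot\prod_k(z-\zeta^kx_p)$. Second, let $i,j$ be adjacent with $d_i\le d_j$, let $m=d_j/d_i\in\{1,r\}$, and for $l\in\mathbb Z/(r/d_j)$ let $C_l$ be the set of $k$ with $(i,k)$ adjacent to $(j,l)$. The sets $C_l$ have $m$ elements and partition $\mathbb Z/(r/d_i)$. For $k\in C_l$ we have $\tau_{(i,k)}^m=(\zeta^{-k}z)^{d_j}=\tau_{(j,l)}$, and these $m$ elements $\tau_{(i,k)}$ are distinct, so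
\begin{equation}\label{eq:tau2}
X^m-\tau_{(j,l)}=\prod_{k\in C_l}(X-\tau_{(i,k)}) .
\end{equation}

Let $S=K[y]$. By \eqref{eq:tau1}, $f_p\in N_-(S[z,D_p^{-1}])$. For $p\ne p'$ the difference
\[
\delta_{pp'}=D_{p'}-D_p=x_p^{r/d_p}-x_{p'}^{r/d_{p'}}
\]
is a unit of $K$, so the $D_p$ are pairwise comaximal. Let $D=\prod_pD_p$, let $S^{(p)}$ be as above, and let $f\in N_-(S_D)$ be given by Lemma~\ref{lem:glue}. The group $W$ permutes the data, so $f$ is $W$-invariant. Let $\deg z=1$. Then $\deg Y_p=d_p=\deg(\tau_{(i,k)}-x_p)$, so the scaling action of $\mathbb C^*$ fixes each $f_p$ and hence $f$. Put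
\[
P_i(u)=\prod_{p\in\mathbf P_i}(u-x_p),\qquad U_\nu=P_i(\tau_\nu)\,f\,v_\nu\qquad(\nu=(i,k)).
\]

\begin{proposition}\label{prop:integral}
For $\nu=(i,k)$ we have $U_\nu\in V_\nu\otimes A[z]$, and the coordinates of $U_\nu$ are homogeneous of degree $d_ia_i$.
\end{proposition}

\begin{proof}
Since $f$ is invariant under scaling and $P_i(\tau_\nu)$ has degree $d_ia_i$, homogeneity follows once the coordinates are known to lie in the graded ring $A[z]$.

\emph{Step 1: $U_\nu$ is polynomial in $z$.} For each $p$ write $f=gf_p$ with $g\in N_-(S^{(p)})$. By \eqref{eq:serre},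
\begin{equation}\label{eq:fpv}
f_pv_\nu=v_\nu\quad(p\notin\mathbf P_i),\qquad f_pv_\nu=v_\nu+\frac{Y_p}{\tau_\nu-x_p}F_\nu v_\nu\quad(p\in\mathbf P_i).
\end{equation}
In both cases $P_i(\tau_\nu)f_pv_\nu\in V_\nu\otimes S[z]$, so $U_\nu\in V_\nu\otimes S^{(p)}$ for all $p$, and $\bigcap_pS^{(p)}=S[z]$.

\emph{Step 2: reduction to $f$.} The coefficients of the powers of $z$ in $U_\nu$ are $W$-invariant elements of $K[y]$. We claim that $f\in N_-(O'_\pi[z,D^{-1}])$ for every irreducible $\pi$. Granting this, $D^eU_\nu$ has coordinates in $O'_\pi[z]$ for some $e$. Division by the monic polynomial $D^e$ can be carried out in $O'_\pi[z]$ and is unique in $S[z]$, so $U_\nu$ has coordinates in $O'_\pi[z]$ by Step 1. This holds for all $\pi$, and the proposition follows.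

\emph{Step 3: reduction to two points.} If $\pi$ divides no $\delta_{pp'}$, then all $\delta_{pp'}$ are units of $O_\pi$, and so are their divisors $x_p-x_{p'}$ for $p\approx p'$. Then all the data are defined over $O'_\pi$, the $D_p$ are comaximal in $O'_\pi[z]$, and Lemma~\ref{lem:glue} over $O'_\pi$ proves the claim. Otherwise $\pi$ divides some $\delta_{pp'}$. This polynomial is either irreducible or equal to $\prod_k(x_p-\zeta^kx_{p'})$, so $\pi$ involves exactly the variables $x_p,x_{p'}$, and the pair $\{p,p'\}$ is unique. All other $\delta_{ss'}$, and all $x_s-x_{s'}$ with $s\approx s'$ and $\{s,s'\}\ne\{p,p'\}$, are units of $O_\pi$. So $D_pD_{p'}$ and the $D_s$ $(s\ne p,p')$ are pairwise comaximal in $O'_\pi[z]$, and $f_s\in N_-(O'_\pi[z,D_s^{-1}])$. It suffices to find $f_{pp'}\in N_-(O'_\pi[z,(D_pD_{p'})^{-1}])$ with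
\begin{equation}\label{eq:two}
f_{pp'}\in N_-(S[z,D_{p'}^{-1}])\,f_p\ \cap\ N_-(S[z,D_p^{-1}])\,f_{p'} .
\end{equation}
Indeed, Lemma~\ref{lem:glue} over $O'_\pi$, for the data $(D_pD_{p'},f_{pp'})$ and $(D_s,f_s)$, then gives an element of $N_-(O'_\pi[z,D^{-1}])$, which by \eqref{eq:two} solves the problem defining $f$ and so equals $f$.

\emph{Step 4a: distinct non-adjacent colors.} The elements $f_p,f_{p'}$ commute, so $f_{pp'}=f_pf_{p'}$ satisfies \eqref{eq:two}, and $Y_p,Y_{p'}\in O_\pi[y]$.

\emph{Step 4b: $p\approx p'$.} Let $j$ be the common color. Again all factors commute and $f_{pp'}=f_pf_{p'}$ satisfies \eqref{eq:two}. If $\pi$ is not associate to $x_p-x_{p'}$, then $Y_p,Y_{p'}\in O_\pi[y]$. Let $\pi=x_p-x_{p'}$. Put $b(u)=\prod_{s\in\mathbf P_j\setminus\{p,p'\}}(u-x_s)$, $\tilde y_p=y_p/b(x_p)$ and $\tilde y_{p'}=y_{p'}/b(x_{p'})$, so that $Y_p=\tilde y_p/\pi$ and $Y_{p'}=-\tilde y_{p'}/\pi$. The coefficient of $F_{(j,l)}$ in $\log f_{pp'}$ is, with $\tau=\tau_{(j,l)}$,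
\[
\frac{Y_p}{\tau-x_p}+\frac{Y_{p'}}{\tau-x_{p'}}=\frac{(\tau-x_{p'})\frac{\tilde y_p-\tilde y_{p'}}\pi+\tilde y_{p'}}{(\tau-x_p)(\tau-x_{p'})} .
\]
The elements $b(x_p)$ and $b(x_{p'})$ are units of $O_\pi$ that agree modulo $\pi$, so (O3) gives
\[
\frac{\tilde y_p-\tilde y_{p'}}\pi=\frac1{b(x_p)}\cdot\frac{y_p-y_{p'}}\pi+y_{p'}\,\frac{b(x_p)^{-1}-b(x_{p'})^{-1}}\pi\in O'_\pi .
\]

\emph{Step 4c: $p\sim p'$.} In this step $i,j$ denote the colors of $p,p'$, labeled so that $d_i\le d_j$; let $m$ and $C_l$ be as in \eqref{eq:tau2}. Here $Y_p/y_p$ and $Y_{p'}/y_{p'}$ are units of $O_\pi$. Put $\kappa=x_p^m-x_{p'}=\pm\kappa_{pp'}$ and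
\[
a_k=\frac{Y_p}{\tau_{(i,k)}-x_p},\qquad b_l=\frac{Y_{p'}}{\tau_{(j,l)}-x_{p'}},\qquad b^*=\frac{Y_{p'}}\kappa .
\]
By \eqref{eq:tau2}, $b^*$ is the value of $b_l$ at the poles of the $a_k$, $k\in C_l$. The root vectors $F_{(j,l)}$ and $F_{(i,k)}$ $(k\in C_l)$ commute with those belonging to a different $l$. Fix $l$, write $F=F_{(j,l)}$, and put
\[
E_l=\prod_{k\in C_l}\exp(a_kF_{(i,k)}),\qquad f^{(l)}=\exp(b^*F)\,E_l\,\exp((b_l-b^*)F),\qquad f_{pp'}=\prod_lf^{(l)} .
\]
(For $SL_3$ this product is the matrix $f$ of Section~\ref{sub:11}, with $(3,1)$ entry $b^*a$.) Note $\prod_lE_l=f_p$ and $\prod_l\exp(b_lF_{(j,l)})=f_{p'}$. For $L\subset C_l$ let $F_L=\prod_{k\in L}(\operatorname{ad}F_{(i,k)})\,F$ and $a_L=\prod_{k\in L}a_k$. The operators $\operatorname{ad}F_{(i,k)}$ commute and their squares kill $F$, so $\operatorname{Ad}(E_l)F=\sum_{L\subset C_l}a_LF_L$.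

We verify \eqref{eq:two}. First, $f^{(l)}=[\exp(b^*F)E_l\exp(-b^*F)]\exp(b_lF)$ and the bracket lies in $N_-(S[z,D_p^{-1}])$; multiplying over $l$ gives $f_{pp'}\in N_-(S[z,D_p^{-1}])f_{p'}$. Second, $f^{(l)}=\exp(b^*F)\exp\bigl((b_l-b^*)\sum_La_LF_L\bigr)E_l$, and by \eqref{eq:tau2}
\[
b_l-b^*=\frac{Y_{p'}\,(x_p^m-\tau_{(j,l)})}{\kappa\,(\tau_{(j,l)}-x_{p'})}=\frac{Y_{p'}\prod_{k\in C_l}(x_p-\tau_{(i,k)})}{\kappa\,(\tau_{(j,l)}-x_{p'})} .
\]
The numerator cancels the denominator of every $a_L$, so $(b_l-b^*)a_L\in S[z,D_{p'}^{-1}]$, and $f_{pp'}\in N_-(S[z,D_{p'}^{-1}])f_p$.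

It remains to see that $f^{(l)}$ is defined over $O'_\pi$, although $b^*$ need not lie in $O'_\pi$. Write $f^{(l)}=B_l\,E_l\exp(b_lF)$, where the last two factors are defined over $O'_\pi[z,(D_pD_{p'})^{-1}]$ and
\[
B_l=\exp(b^*F)\,E_l\exp(-b^*F)E_l^{-1}=\exp(X)\exp(-X-Z),\qquad X=b^*F,\quad Z=b^*\sum_{L\ne\emptyset}a_LF_L .
\]
The bracket $[F,F_L]$ has weight $-\gamma$ with $\gamma=2\alpha_{(j,l)}+\sum_{k\in L}\alpha_{(i,k)}$, of squared length $8+2|L|-4|L|=8-2|L|$. It can be nonzero only if $\gamma$ is a root, which requires $|L|=3$. Then $r=3$, the group $G$ has type $D_4$, $\gamma$ is its highest root, and the bracket is central in $\operatorname{Lie}N_-$. In all cases $[X,-X-Z]=-[X,Z]$ commutes with $X$ and $Z$, so the Baker--Campbell--Hausdorff formula gives $B_l=\exp(-Z-\frac12[X,Z])$. The coefficients of the exponent are constant multiples of $b^*a_L$ $(L\ne\emptyset)$ and, if $|C_l|=3$, of $(b^*)^2a_{C_l}$. Up to denominators dividing $D_p$, these are $(Y_pY_{p'}/\kappa)\,Y_p^{|L|-1}$ and $(Y_pY_{p'}/\kappa)^2\,Y_p$. If $\pi$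 is associate to $\kappa$, then $Y_pY_{p'}/\kappa\in O'_\pi$ by (O2); otherwise the irreducible polynomial $\kappa$ is a unit of $O_\pi$. So $B_l\in N_-(O'_\pi[z,D_p^{-1}])$.
\end{proof}

\subsection{The first coordinates of $U_\nu$}

For a color $i$ and for adjacent colors $i,j$ and $t\ge0$ put
\[
Q_i(u)=\sum_{p\in\mathbf P_i}Y_p\prod_{s\approx p}(u-x_s),\qquad
M^{ij}_t(u)=\sum_{p\in\mathbf P_i,\ p'\in\mathbf P_j}\frac{Y_pY_{p'}}{\kappa_{pp'}}\,x_{p'}^t\prod_{s\approx p}(u-x_s).
\]
Since $e_{\{p\}}=Y_p$ and $e_{\{p,p'\}}=Y_pY_{p'}/\kappa_{pp'}$, both lie in $A[u]$ by Lemma~\ref{lem:elements}. Note $Q_i(x_p)=y_p$ for $p\in\mathbf P_i$. If $\nu'$ is adjacent to $\nu$, the weight space of $V_\nu$ of weight $\omega_\nu-\alpha_\nu-\alpha_{\nu'}$ is spanned by $F_{\nu'}F_\nu v_\nu$, because $F_\nu F_{\nu'}v_\nu=0$; and $F_{\nu'}F_\nu v_\nu\ne0$, because $\omega_\nu-\alpha_\nu$ pairs to $1$ with the coroot of $\alpha_{\nu'}$.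

\begin{lemma}\label{lem:coords}
Let $\nu=(i,k)$, $\tau=\tau_\nu$, and let $\nu'=(j,l)$ be adjacent to $\nu$. The coefficients of $v_\nu$ and $F_\nu v_\nu$ in $U_\nu$ are $P_i(\tau)$ and $Q_i(\tau)$. The coefficient of $F_{\nu'}F_\nu v_\nu$ is
\[
\pm M^{ij}_0(\tau)\quad\text{if }d_i\le d_j,\qquad \pm\sum_{t=0}^{r-1}(\zeta^{-l}z)^{r-1-t}M^{ij}_t(\tau)\quad\text{if }d_i=r>d_j=1 .
\]
\end{lemma}

\begin{proof}
The coefficients of $v_\nu$ and $F_\nu v_\nu$ in $fv_\nu$ are $1$ and $\chi_\nu(f)$. The element $\chi_\nu(f)$ solves the gluing problem in $\mathbb G_a$ for the data $\chi_\nu(f_p)$, which equal $Y_p/(\tau-x_p)$ for $p\in\mathbf P_i$ and $0$ otherwise. So $\chi_\nu(f)=\sum_{p\in\mathbf P_i}Y_p/(\tau-x_p)$, and $P_i(\tau)\chi_\nu(f)=Q_i(\tau)$.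

Let $\psi$ be the coefficient of $F_{\nu'}F_\nu v_\nu$ in $fv_\nu$; then $\psi(\infty)=0$. Write $f=gf_p$ with $g\in N_-(S^{(p)})$ and use \eqref{eq:fpv}. For $p\notin\mathbf P_i$ we get $fv_\nu=gv_\nu$, so $\psi\in S^{(p)}$. For $p\in\mathbf P_i$ we get $fv_\nu=gv_\nu+\frac{Y_p}{\tau-x_p}gF_\nu v_\nu$ and $\chi_{\nu'}(g)=\chi_{\nu'}(f)-\chi_{\nu'}(f_p)=\chi_{\nu'}(f)$, so
\[
\psi-\sum_{p'\in\mathbf P_j}\frac{Y_pY_{p'}}{(\tau-x_p)(\tau_{\nu'}-x_{p'})}\in S^{(p)} .
\]
Suppose that for $p\in\mathbf P_i$, $p'\in\mathbf P_j$ we find $\psi_{pp'}\in K[z,D_p^{-1}]$ with $\psi_{pp'}(\infty)=0$ and $\frac1{(\tau-x_p)(\tau_{\nu'}-x_{p'})}-\psi_{pp'}\in K[z,D_{p'}^{-1}]$. Then $\psi-\sum_{p,p'}Y_pY_{p'}\psi_{pp'}$ lies in every $S^{(p)}$, hence in $S[z]$, and vanishes at $\infty$; so it is $0$.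

If $d_i\le d_j$, then $\tau_{\nu'}=\tau^m$ with $m=d_j/d_i$. Take $\psi_{pp'}=1/\bigl((x_p^m-x_{p'})(\tau-x_p)\bigr)$. The difference is $\frac{x_p^m-\tau^m}{\tau-x_p}\cdot\frac1{(\tau^m-x_{p'})(x_p^m-x_{p'})}$, whose first factor is a polynomial. Multiplying by $P_i(\tau)$ and using $x_p^m-x_{p'}=\pm\kappa_{pp'}$ gives the first formula.

If $d_i=r>d_j=1$, then $\tau=z^r$, $\tau_{\nu'}=\zeta^{-l}z$, and $1/(\tau_{\nu'}-x_{p'})=n_{p'}/(z^r-x_{p'}^r)$ with $n_{p'}=\sum_{t=0}^{r-1}(\zeta^{-l}z)^{r-1-t}x_{p'}^t$. Take $\psi_{pp'}=n_{p'}/\bigl((x_p-x_{p'}^r)(z^r-x_p)\bigr)$, which vanishes at $\infty$ since $\deg_zn_{p'}=r-1$. The difference is $-n_{p'}/\bigl((z^r-x_{p'}^r)(x_p-x_{p'}^r)\bigr)\in K[z,D_{p'}^{-1}]$. Multiplying by $P_i(\tau)$ and using $x_p-x_{p'}^r=\pm\kappa_{pp'}$ gives the second formula.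
\end{proof}

\section{The vectors $U_\nu$ have no zeros where $c_\alpha\ne0$}\label{sec:nonvanishing}

Let $\mathcal X=\operatorname{Spec}A[c_\alpha^{-1}][z]$. It is an integral affine scheme, Cohen--Macaulay by Theorem~\ref{thm:structure}(d) and (C). We want to show that no $U_\nu$ vanishes at a point of $\mathcal X$. Where many points $x_p$ collide, this would require coordinates of $U_\nu$ that we cannot compute. In codimension at most $2$, however, at most two points can collide with $z$, and the coordinates in Lemma~\ref{lem:coords} suffice. A cohomological argument then excludes zeros of higher codimension.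

\subsection{Codimension at most two}

Let $\tilde A\subset K[y]$ be the subring generated by $A$ and $\mathbb C[x]$; it is integral over $A$, since the $x_p$ are integral over $\mathbb C[x]^W$. In $\tilde A$ one can speak of individual points. For $\varepsilon\subset\mathbf P$ put
\[
y_\varepsilon=\prod_{p\in\varepsilon}y_p\Big/\prod_{\{p,p'\}\subset\varepsilon,\ p\sim p'}\kappa_{pp'} .
\]

\begin{lemma}\label{lem:yeps}
For every $\varepsilon\subset\mathbf P$ we have $y_\varepsilon\in\tilde A$ and $y_\varepsilon\,y_{\mathbf P\setminus\varepsilon}=c_\alpha\prod_{p\in\varepsilon,\ s\notin\varepsilon,\ p\sim s}\kappa_{ps}$.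
\end{lemma}

\begin{proof}
The identity follows from the definitions. Take auxiliary variables $u_p$ $(p\in\varepsilon)$ and let $\varphi=\prod_{p\in\varepsilon}\prod_{s\notin\varepsilon,\,s\approx p}(u_p-x_s)$, whose coefficients are $W_\varepsilon$-invariant. By Lemma~\ref{lem:elements}, $c[\varepsilon,\varphi]$ has coefficients in $A$, so its value at $u_p=x_p$ lies in $\tilde A$. The term of $\varepsilon'\in W\varepsilon$ contains the factor $u_p-x_s$ for every $s\notin\varepsilon'$ of the color of $p$. If $\varepsilon'\ne\varepsilon$, some $p\in\varepsilon$ is not in $\varepsilon'$, and the factor $u_p-x_p$ vanishes. The term of $\varepsilon$ becomes $y_\varepsilon$.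
\end{proof}

\begin{lemma}\label{lem:codim2}
If $\mathfrak q\in\mathcal X$ has height at most $2$, then for every $\nu$ some coordinate of $U_\nu$ is not in $\mathfrak q$.
\end{lemma}

\begin{proof}
\emph{Setup.} Let $\Omega$ be an algebraic closure of the residue field of $\mathfrak q$ and $z_0\in\Omega$ the image of $z$. By (E) the map $A[c_\alpha^{-1}]\to\Omega$ extends to $\operatorname{ev}\colon\tilde A[c_\alpha^{-1}]\to\Omega$. We extend it by $z\mapsto z_0$, and write $\bar a=\operatorname{ev}(a)$, also coefficientwise for polynomials in auxiliary variables; note $\bar c_\alpha\ne0$. Let $\mathfrak r$ be the kernel of $\operatorname{ev}$ on $\mathbb C[x,z]$. It lies over $\mathfrak q_0=\mathfrak q\cap\mathbb C[x]^W[z]$, and $\operatorname{ht}\mathfrak r=\operatorname{ht}\mathfrak q_0$ by (D) and (E), because $\mathbb C[x,z]$ is integral over $\mathbb C[x]^W[z]$. As $A$ is free over $\mathbb C[x]^W$ (Theorem~\ref{thm:structure}(b)), the ring $A[c_\alpha^{-1}][z]$ is flat over $\mathbb C[x]^W[z]$, so $\operatorname{ht}\mathfrak r=\operatorname{ht}\mathfrak q_0\le2$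 by (E).

Let $\Sigma=\{p:\bar D_p=0\}=\{p:\bar x_p^{\,r/d_p}=z_0^r\}$. Each $-D_p$ is monic in $x_p$, so $\mathbb C[x,z]/(D_p:p\in\Sigma)$ is finite over the polynomial ring in $z$ and the $x_s$, $s\notin\Sigma$. Hence $\operatorname{ht}\mathfrak r\ge|\Sigma|$, and $\operatorname{ht}\mathfrak r\ge|\Sigma|+1$ if $z\in\mathfrak r$. Therefore
\begin{equation}\label{eq:Sigma}
|\Sigma|\le2,\qquad\text{and }z_0\ne0\text{ if }|\Sigma|=2 .
\end{equation}
Moreover, if $p\sim s$ and $\bar\kappa_{ps}=0$, then raising $\bar x_p^{\,M/d_p}=\bar x_s^{\,M/d_s}$ to the power $r/M$ shows that $p\in\Sigma$ if and only if $s\in\Sigma$.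

\emph{The first two coordinates.} Fix $\nu=(i,k)$ and let $\tau_0=\bar\tau_\nu$. If $\bar P_i(\tau_0)\ne0$, we are done by Lemma~\ref{lem:coords}. Otherwise $\bar x_p=\tau_0$ for some $p\in\mathbf P_i$; then $\bar x_p^{\,r/d_p}=z_0^r$, so $p\in\Sigma$. The second coordinate has the value $\bar Q_i(\tau_0)=\overline{Q_i(x_p)}=\bar y_p$, so we may assume $\bar y_p=0$. Lemma~\ref{lem:yeps} with $\varepsilon=\{p\}$ gives $\bar c_\alpha\prod_{s\sim p}\bar\kappa_{ps}=0$, so $\bar\kappa_{pp'}=0$ for some $p'\sim p$, say of color $j$. Then $\Sigma=\{p,p'\}$ and $z_0\ne0$ by \eqref{eq:Sigma}. Lemma~\ref{lem:yeps} with $\varepsilon=\{p,p'\}$ gives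
\[
y_{\{p,p'\}}\;y_{\mathbf P\setminus\{p,p'\}}=c_\alpha\prod_{s\sim p,\ s\ne p'}\kappa_{ps}\prod_{s\sim p',\ s\ne p}\kappa_{p's} .
\]
A vanishing factor $\bar\kappa_{ps}$ or $\bar\kappa_{p's}$ would give a third element $s$ of $\Sigma$. So $\bar y_{\{p,p'\}}\ne0$.

\emph{The value $\bar M^{ij}_0(\tau_0)$ is nonzero.} We must pass from $y_{\{p,p'\}}$, which refers to the point $p'$, to $M^{ij}_0$, which is symmetric in the points of color $j$. By Lemma~\ref{lem:yeps} each $y_{\{p,s\}}$ lies in $\tilde A$; we need the interpolating polynomial to have coefficients in $\tilde A$ as well. By Lemma~\ref{lem:elements},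
\[
\Gamma(u,v)=\sum_{\operatorname{wt}(\varepsilon)=\alpha_i+\alpha_j}e_\varepsilon\prod_{s\in\mathbf P_i\setminus\varepsilon}(u-x_s)\prod_{s\in\mathbf P_j\setminus\varepsilon}(v-x_s)\in A[u,v].
\]
Setting $u=x_p$ kills the terms with $p\notin\varepsilon$, so
\[
\Gamma(x_p,v)=\sum_{s\in\mathbf P_j}\frac{y_pY_s}{\kappa_{ps}}\prod_{s'\approx s}(v-x_{s'})\in\tilde A[v].
\]
This polynomial has degree at most $a_j-1$, its coefficient of $v^{a_j-1}$ is $y_p\sum_sY_s/\kappa_{ps}=M^{ij}_0(x_p)$, and its value at $v=x_s$ is $y_py_s/\kappa_{ps}$. Let $\kappa(v)=\kappa_{ij}(x_p,v)$, so $\kappa(x_s)=\kappa_{ps}$. The polynomial $\kappa(v)\Gamma(x_p,v)-y_pQ_j(v)\in\tilde A[v]$ vanishes at the distinct elements $x_s$, $s\in\mathbf P_j$. So it equals $P_j(v)H(v)$, and $H\in\tilde A[v]$ because $P_j$ is monic with coefficients in $\tilde A$. Applying $\operatorname{ev}$ and writing $\bar\Gamma(v)$ for the image of $\Gamma(x_p,v)$, we obtain from $\bar y_p=0$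
\[
\bar\kappa(v)\,\bar\Gamma(v)=\bar P_j(v)\,\bar H(v)\quad\text{in }\Omega[v],\qquad\bar\Gamma(\bar x_{p'})=\bar y_{\{p,p'\}}\ne0 .
\]
The polynomial $\bar\kappa$ has simple roots: for $d_i\le d_j$ it has degree $1$, and for $d_i=r>d_j=1$ it is $\pm(z_0^r-v^r)$ with $z_0\ne0$. If $s\in\mathbf P_j$ and $\bar\kappa(\bar x_s)=0$, then $s\in\Sigma$, so $s=p'$. Hence $\bar\kappa$ and $\bar P_j$ are both divisible by $v-\bar x_{p'}$ and the two quotients are coprime. It follows that $\bar\kappa/(v-\bar x_{p'})$ divides $\bar H$. Since $\deg\bar H\le\deg\bar\kappa+(a_j-1)-a_j$, we get $\bar H=\eta\,\bar\kappa/(v-\bar x_{p'})$ with $\eta\in\Omega$, and then $\bar\Gamma=\eta\,\bar P_j/(v-\bar x_{p'})$. As $\bar\Gamma\ne0$, we have $\eta\ne0$, and comparing coefficients of $v^{a_j-1}$ gives $\bar M^{ij}_0(\tau_0)=\overline{M^{ij}_0(x_p)}=\eta\ne0$.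

\emph{The third coordinate.} If $d_i\le d_j$, let $\nu'=(j,l)$ with $l$ the class of $k$ modulo $r/d_j$; it is adjacent to $\nu$, and the coefficient of $F_{\nu'}F_\nu v_\nu$ has the value $\pm\eta\ne0$. If $d_i=r>d_j=1$, all $(j,l)$ with $l\in\mathbb Z/r$ are adjacent to $\nu$. If all the corresponding coefficients vanished, that is, $\sum_t\zeta^{-l(r-1-t)}z_0^{r-1-t}\bar M^{ij}_t(\tau_0)=0$ for all $l$, then the linear independence of the $r$ characters $l\mapsto\zeta^{-l(r-1-t)}$ of $\mathbb Z/r$ would give $z_0^{r-1-t}\bar M^{ij}_t(\tau_0)=0$ for all $t$. For $t=0$ this contradicts $z_0\ne0$ and $\eta\ne0$.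
\end{proof}

\subsection{From codimension two to all points}

The family $U=(U_\nu)$ is not an arbitrary family of vectors: generically it is the image of $(v_\nu)$ under an element of $G$. Away from the zeros it defines a map to $G/N_+$. If this map lifts to $G$, the lift extends over the zero locus because $G$ is affine, and then there are no zeros. The obstruction to lifting lies in $H^1(\mathcal O)$.

\begin{lemma}\label{lem:cocycle}
Let $\mathcal V$ be a $\mathbb C$-scheme with $H^1(\mathcal V,\mathcal O)=0$, let $(\mathcal V_a)$ be an open cover, let $H$ be a connected unipotent group, and let $n_{ab}\colon\mathcal V_a\cap\mathcal V_b\to H$ satisfy $n_{ab}n_{bc}=n_{ac}$. Then there are $m_a\colon\mathcal V_a\to H$ with $n_{ab}=m_am_b^{-1}$.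
\end{lemma}

\begin{proof}
Use induction on $\dim H$, with $\mathbb G_a$, $\bar H$, $\iota$ as in Section~\ref{sec:vectors}. By induction $\bar n_{ab}=\bar m_a\bar m_b^{-1}$. Then $n'_{ab}=\iota(\bar m_a)^{-1}n_{ab}\,\iota(\bar m_b)$ is a \v Cech $1$-cocycle with values in $\mathbb G_a$, that is, in $\mathcal O$. The first \v Cech cohomology of a cover injects into $H^1(\mathcal V,\mathcal O)=0$, so $n'_{ab}=\eta_a-\eta_b$, and $m_a=\iota(\bar m_a)\eta_a$ works.
\end{proof}

\begin{proposition}\label{prop:unimodular}
For each $\nu$ the coordinates of $U_\nu$ generate the unit ideal of $A[c_\alpha^{-1}][z]$.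
\end{proposition}

\begin{proof}
Let $Z\subset\mathcal X$ be the union of the zero loci of the $U_\nu$, and $\mathcal V=\mathcal X\setminus Z$. Suppose $Z\ne\emptyset$.

\emph{Cohomology.} By Lemma~\ref{lem:codim2} the ideal of $Z$ has height at least $3$, hence grade at least $3$ by (C). Local cohomology $H^m_Z(\mathcal X,\mathcal O)$ vanishes below the grade, so for $m\le2$. Since $\mathcal X$ is affine, the long exact sequence of local cohomology gives an exact sequence $0\to H^0_Z\to H^0(\mathcal X,\mathcal O)\to H^0(\mathcal V,\mathcal O)\to H^1_Z\to0$ and an isomorphism $H^1(\mathcal V,\mathcal O)\cong H^2_Z$. Hence $H^0(\mathcal V,\mathcal O)=H^0(\mathcal X,\mathcal O)$ and $H^1(\mathcal V,\mathcal O)=0$.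

\emph{The orbit.} Let $v=(v_\nu)_\nu\in\prod_\nu V_\nu$ and $E^\circ=Gv$. The common stabilizer of the lines $\mathbb Cv_\nu$ is the Borel subgroup $B=TN_+$, and $tn\in TN_+$ multiplies $v_\nu$ by $\omega_\nu(t)$. Since $G$ is simply connected, the $\omega_\nu$ form a basis of the character lattice of $T$. So the stabilizer of $v$ is $N_+$, and $E^\circ\cong G/N_+$ as varieties (characteristic $0$). Multiplication $N_-\times T\times N_+\to G$ is an open immersion, so $G\to E^\circ$ has a section over the open set $N_-Tv$, and the translates of this set cover $E^\circ$. Next we claim that $E^\circ$ is the open subset of its closure $\overline{E^\circ}$ where all components are nonzero. The orbit of $([v_\nu])$ in $\prod_\nu\mathbb P(V_\nu)$ is the image of the projective variety $G/B$, hence closed. So a point of $\overline{E^\circ}$ with nonzero components has the form $(c_\nu gv_\nu)$ with $g\in G$ and $c_\nu\in\mathbb C^*$, and it equals $gtv$ for the $t\in T$ with $\omega_\nu(t)=c_\nu$.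

\emph{The lift.} The ring $A[c_\alpha^{-1}][z]$ embeds in the field $\mathbb F=\mathbb C(x,y,z)$, and over $\mathbb F$ we have $U=ftv$, where $t\in T(\mathbb F)$ is defined by $\omega_\nu(t)=P_i(\tau_\nu)$ for $\nu=(i,k)$. A polynomial vanishing on $E^\circ$ pulls back to zero on $G$, so it vanishes on $U$. Thus $U$ is a morphism $\mathcal X\to\overline{E^\circ}$ (reduced structure), and it maps $\mathcal V$ to $E^\circ$. The local sections give an open cover $(\mathcal V_a)$ of $\mathcal V$ and morphisms $\gamma_a\colon\mathcal V_a\to G$ with $\gamma_av=U$. The morphisms $n_{ab}=\gamma_a^{-1}\gamma_b$ fix $v$, so they take values in $N_+$, and they form a cocycle. With $m_a$ from Lemma~\ref{lem:cocycle} we have $\gamma_am_a=\gamma_bm_b$ on overlaps, so these glue to $\gamma\colon\mathcal V\to G$ with $\gamma v=U$. As $G$ is affine, $\gamma$ is given by a ring map $\mathcal O(G)\to H^0(\mathcal V,\mathcal O)=H^0(\mathcal X,\mathcal O)$, so it extends to $\mathcal X$. The equation $U_\nu=\gamma v_\nu$ holds on the dense open subset $\mathcal V$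 of the integral scheme $\mathcal X$, hence on $\mathcal X$. But $\gamma v_\nu$ vanishes nowhere, so $Z=\emptyset$, a contradiction.
\end{proof}

\begin{remark}
Codimension $3$ cannot be replaced by $2$ in this argument: for $G=SL_2$ we have $E^\circ=\mathbb C^2\setminus\{0\}$, and the identity map of $\overline{E^\circ}=\mathbb C^2$ has a zero in codimension $2$. This is why Lemma~\ref{lem:codim2} has to treat the collision of two points, and hence the third coordinate. Inverting $c_\alpha$ is necessary as well: in rank one $(P(z),Q(z))$ vanishes at a common root.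
\end{remark}

\begin{corollary}\label{cor:open}
Let $\alpha\ne0$ and let $\mathfrak p$ be a homogeneous prime of $R_\alpha$ not containing the class of $c_\alpha$. Then $(R_\alpha/\mathfrak p)_{d_ia_i}\ne0$ for every $i\in\operatorname{supp}\alpha$.
\end{corollary}

\begin{proof}
Let $\mathfrak p_1\subset A$ be the preimage of $\mathfrak p$. As $c_\alpha\notin\mathfrak p_1$, the ideal generated by $\mathfrak p_1$ and $z$ is a prime of $A[c_\alpha^{-1}][z]$. By Proposition~\ref{prop:unimodular}, some coordinate of $U_{(i,0)}$ has its constant term in $z$ outside $\mathfrak p_1$. By Proposition~\ref{prop:integral} this constant term lies in $A_{d_ia_i}$.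
\end{proof}

\section{Parameters of prescribed degrees and the proof of Theorem~\ref{thm:main}}\label{sec:parameters}

If $g_1,\dots,g_N$ is a homogeneous system of parameters of $R$ with degrees $e_1,\dots,e_N$, then for each $J\subset\{1,\dots,N\}$ the quotient of $R$ by the ideal generated by the spaces $R_{e_l}$, $l\in J$, has dimension at most $N-|J|$, since dividing it further by the remaining $N-|J|$ elements $g_l$ gives dimension $0$. This necessary condition is also sufficient.

\begin{lemma}\label{lem:degrees}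
Let $R$ be a positively graded algebra and $e_1,\dots,e_N$ positive integers. Suppose that $\dim R/(R_{e_l}:l\in J)\le N-|J|$ for all $J\subset\{1,\dots,N\}$. Then there are $g_l\in R_{e_l}$ with $\dim R/(g_1,\dots,g_N)=0$.
\end{lemma}

\begin{proof}
We choose $g_m\in R_{e_m}$ successively so that, for all $J\subset\{m+1,\dots,N\}$,
\[
(C_m)\qquad\dim R/(g_1,\dots,g_m,\ R_{e_l}:l\in J)\le N-m-|J| .
\]
Condition $(C_0)$ is the hypothesis and $(C_N)$ is the claim. Assume $(C_{m-1})$. For $J\subset\{m+1,\dots,N\}$ let $\mathfrak a_J=(g_1,\dots,g_{m-1},\ R_{e_l}:l\in J)$, and consider the finitely many primes $\mathfrak p$ that are minimal over some $\mathfrak a_J$ and satisfy $\dim R/\mathfrak p=N-(m-1)-|J|$. For such $\mathfrak p$ we have $R_{e_m}\not\subset\mathfrak p$, since otherwise $(C_{m-1})$ for $J\cup\{m\}$ would give $\dim R/\mathfrak p\le N-m-|J|$. A complex vector space is not a finite union of proper subspaces, so we can choose $g_m\in R_{e_m}$ outside all these primes. For each minimal prime $\mathfrak p$ of $\mathfrak a_J$,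 either $\dim R/\mathfrak p\le N-m-|J|$ already, or $g_m\notin\mathfrak p$ and $\dim R/(\mathfrak p,g_m)\le N-m-|J|$ by (D). This is $(C_m)$.
\end{proof}

For a graded ring $B$ put $\mu_\alpha(B)=\#\{(i,j): i\in I,\ 1\le j\le a_i,\ B_{d_ij}\ne0\}$. This number does not increase when $B$ is replaced by a graded quotient, and for $i\in\operatorname{supp}\alpha$ we have $\mu_{\alpha}(B)-\mu_{\alpha-\alpha_i}(B)\in\{0,1\}$, with the value $1$ exactly when $B_{d_ia_i}\ne0$.

\begin{proposition}\label{prop:dim}
For every homogeneous prime $\mathfrak p$ of $R_\alpha$ we have $\dim R_\alpha/\mathfrak p\le\mu_\alpha(R_\alpha/\mathfrak p)$.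
\end{proposition}

\begin{proof}
We use induction on $|\alpha|$; for $\alpha=0$ both sides are $0$. Let $\alpha\ne0$ and $B=R_\alpha/\mathfrak p$. If $c_\alpha\in\mathfrak p$, then by Proposition~\ref{prop:boundary} $B$ is the quotient of some $R_{\alpha-\alpha_i}$ by a homogeneous prime, and $\dim B\le\mu_{\alpha-\alpha_i}(B)\le\mu_\alpha(B)$. Let $c_\alpha\notin\mathfrak p$. The class of $c_\alpha$ in the domain $B$ is nonzero and of positive degree $(\alpha,\alpha)/2$, hence a nonunit. Let $\mathfrak p'$ be a prime minimal over $(\mathfrak p,c_\alpha)$ and $B'=R_\alpha/\mathfrak p'$. By (D) and (F), $\mathfrak p'$ is homogeneous and $\dim B'=\dim B-1$. By Proposition~\ref{prop:boundary}, $B'$ is the quotient of $R_{\alpha-\alpha_i}$ by a homogeneous prime for some $i\in\operatorname{supp}\alpha$. We have no control over $i$, but Corollary~\ref{cor:open} gives $B_{d_ia_i}\ne0$ for every $i\in\operatorname{supp}\alpha$. Therefore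
\[
\dim B-1=\dim B'\le\mu_{\alpha-\alpha_i}(B')\le\mu_{\alpha-\alpha_i}(B)=\mu_\alpha(B)-1.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We may assume $\Phi$ irreducible. Let $N=|\alpha|$, let $R=R_\alpha$, and let $e_1,\dots,e_N$ be the numbers $d_ij$ $(i\in I,\ 1\le j\le a_i)$, listed with multiplicity. A prime $\mathfrak p$ minimal over $(R_{e_l}:l\in J)$ is homogeneous and $(R/\mathfrak p)_{e_l}=0$ for $l\in J$, so $\dim R/\mathfrak p\le\mu_\alpha(R/\mathfrak p)\le N-|J|$ by Proposition~\ref{prop:dim}. Lemma~\ref{lem:degrees} gives $g_{ij}\in R_{d_ij}$ with $\dim R/(g_{ij})=0$. Lift them to $\tilde g_{ij}\in A_{d_ij}$, and let $\sigma_{ij}\in\mathbb C[x]^W$ be the $j$-th elementary symmetric polynomial in the $x_p$, $p\in\mathbf P_i$, of degree $d_ij$. The $\sigma_{ij}$ generate the ideal $\mathbb C[x]^W_+$, so $\bar A=A/(\sigma_{ij},\tilde g_{ij})=R/(g_{ij})$ is a finite-dimensional vector space. By Theorem~\ref{thm:structure}(d), the $2N$ elements $\sigma_{ij},\tilde g_{ij}$ form a homogeneous system of parameters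 of the Cohen--Macaulay algebra $A$. By (A) and Theorem~\ref{thm:structure}(b),
\[
\mathfrak J_\alpha=\operatorname{Hilb}(A)=\frac{\operatorname{Hilb}(\bar A)}{\prod_i\prod_{j=1}^{a_i}(1-q^{d_ij})^2}=\frac{\operatorname{Hilb}(\bar A)}{(q)_\alpha^2},
\]
so $\mathcal N_\alpha=\operatorname{Hilb}(\bar A)\in\mathbb N[q]$.
\end{proof}

\section{Symmetry, degree and pole order}\label{sec:more}

In this section $\Phi$ is arbitrary, except in part (iv). We write $\gamma=\sum g_i\alpha_i$.

\begin{proof}[Proof of Theorem~\ref{thm:more}]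
(i) The idea is that inverting the recursion and replacing $q$ by $q^{-1}$ lead to the same system of equations. Let $(q;q)_k=\prod_{j=1}^k(1-q^j)$. The $q$-binomial theorem
\[
\prod_{j=0}^{g-1}(1-\xi q^j)=\sum_{k=0}^g(-\xi)^kq^{k(k-1)/2}\frac{(q;q)_g}{(q;q)_k(q;q)_{g-k}}
\]
at $\xi=1$ shows that $\sum_{k=0}^g(-1)^kq^{k(k-1)/2}/\bigl((q;q)_k(q;q)_{g-k}\bigr)$ is $1$ for $g=0$ and $0$ for $g>0$. Applying this in each coordinate with $q$ replaced by $q^{d_i}$, we see that the function $\gamma\mapsto(-1)^{|\gamma|}q^{\sum d_ig_i(g_i-1)/2}/(q)_\gamma$ on $Q^{\ge0}$ is the convolution inverse of $\gamma\mapsto1/(q)_\gamma$. The recursion \eqref{eq:rec} says that $\alpha\mapsto\mathfrak J_\alpha$ is the convolution of $1/(q)_\gamma$ with $\beta\mapsto q^{(\beta,\beta)/2}\mathfrak J_\beta$. It is therefore equivalent to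
\begin{equation}\label{eq:inverse}
q^{(\alpha,\alpha)/2}\,\mathfrak J_\alpha=\sum_{0\le\gamma\le\alpha}(-1)^{|\gamma|}\,\frac{q^{\sum d_ig_i(g_i-1)/2}}{(q)_\gamma}\,\mathfrak J_{\alpha-\gamma}\qquad\text{for all }\alpha,
\end{equation}
so \eqref{eq:inverse} and $\mathfrak J_0=1$ determine all $\mathfrak J_\alpha$. Put $\mathfrak J'_\alpha(q)=q^{-(\alpha,\alpha)/2-\sum d_ia_i}\mathfrak J_\alpha(q^{-1})$. From $1-q^{-m}=-q^{-m}(1-q^m)$ we get
\begin{equation}\label{eq:qinv}
(q^{-1})_\gamma=(-1)^{|\gamma|}q^{-\sum d_ig_i(g_i+1)/2}\,(q)_\gamma .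
\end{equation}
Replace $q$ by $q^{-1}$ in \eqref{eq:rec} and put $\gamma=\alpha-\beta$. The left side is $q^{(\alpha,\alpha)/2+\sum d_ia_i}\mathfrak J'_\alpha$, and $q^{-(\beta,\beta)/2}\mathfrak J_\beta(q^{-1})=q^{\sum d_ib_i}\mathfrak J'_\beta$. Dividing by $q^{\sum d_ia_i}$ gives
\[
q^{(\alpha,\alpha)/2}\,\mathfrak J'_\alpha=\sum_{0\le\gamma\le\alpha}(-1)^{|\gamma|}\,\frac{q^{\sum d_ig_i(g_i+1)/2-\sum d_ig_i}}{(q)_\gamma}\,\mathfrak J'_{\alpha-\gamma},
\]
which is \eqref{eq:inverse} for $\mathfrak J'$. Since $\mathfrak J'_0=1$, we conclude $\mathfrak J'=\mathfrak J$.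

(ii) By \eqref{eq:qinv}, $(q^{-1})_\alpha^2=q^{-\sum d_ia_i(a_i+1)}(q)_\alpha^2$. With (i) and \eqref{eq:norm} this gives $\mathcal N_\alpha(q^{-1})=q^{-m_\alpha}\mathcal N_\alpha(q)$, where
\[
m_\alpha=\sum_id_ia_i^2-\frac{(\alpha,\alpha)}2=-\sum_{i<j}(\alpha_i,\alpha_j)a_ia_j .
\]
In \eqref{eq:chains} only the chain with $\beta_1=0$ contributes to the constant term, so $\mathcal N_\alpha(0)=1$. By Theorem~\ref{thm:main}, $\mathcal N_\alpha$ is a polynomial; the symmetry exchanges the coefficients of $q^k$ and $q^{m_\alpha-k}$, so it is palindromic and monic of degree $m_\alpha$. The terms $-(\alpha_i,\alpha_j)a_ia_j$ are nonnegative, so $m_\alpha=0$ if and only if $a_ia_j=0$ for all adjacent $i,j$; and $\mathcal N_\alpha=1$ if and only if $m_\alpha=0$.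

(iii) By Theorem~\ref{thm:main}, $\mathfrak J_\beta$ has a pole of order at most $2|\beta|$ at $q=1$. Put $j_\beta=\lim_{q\to1}(1-q)^{2|\beta|}\mathfrak J_\beta$. Since $(1-q^m)/(1-q)\to m$, we have $\mathcal N_\beta(1)=\prod_i(d_i^{b_i}b_i!)^2\,j_\beta$. Multiply \eqref{eq:solved} by $(1-q)^{2|\alpha|-1}$ and let $q\to1$. The left side tends to $\frac{(\alpha,\alpha)}2j_\alpha$. The term of $\beta$ on the right of \eqref{eq:solved} has a pole of order at most $|\alpha-\beta|+2|\beta|=2|\alpha|-|\alpha-\beta|$, so only the terms $\beta=\alpha-\alpha_i$ survive, and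
\[
\frac{(\alpha,\alpha)}2\,j_\alpha=\sum_{i\in\operatorname{supp}\alpha}d_i^{-1}\,j_{\alpha-\alpha_i} .
\]
Multiply by $\prod_i(d_i^{a_i}a_i!)^2$, which is $d_i^2a_i^2$ times the corresponding constant for $\alpha-\alpha_i$; this is the stated recursion. Since $\mathcal N_0=1$, induction gives $\mathcal N_\alpha(1)>0$, so $j_\alpha\ne0$ and the pole order is exactly $2|\alpha|$. Each factor $1-q^m$ has a simple zero at $q=1$, so the product of $\mathfrak J_\alpha$ with fewer than $2|\alpha|$ such factors still has a pole there and is not a polynomial.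

(iv) By Theorem~\ref{thm:structure}, $A_\alpha$ is a positively graded Cohen--Macaulay domain of dimension $2|\alpha|$ with Hilbert series $\mathfrak J_\alpha$. Stanley's theorem \cite[Theorem~4.4]{Stanley} states that a Cohen--Macaulay $\mathbb N$-graded domain of dimension $d$, finitely generated over the field in degree $0$, is Gorenstein if and only if its Hilbert series satisfies $H(q^{-1})=(-1)^dq^sH(q)$ for some integer $s$. Here $d=2|\alpha|$ is even, so the condition holds by (i), and $A_\alpha$ is Gorenstein.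
\end{proof}

As a check, for $\alpha=2\alpha_1+\alpha_2$ in type $A_2$ part (ii) gives degree $2$, and part (iii) reads $3\,\mathcal N_\alpha(1)=4\,\mathcal N_{\alpha_1+\alpha_2}(1)+\mathcal N_{2\alpha_1}(1)=4\cdot2+1$, in agreement with Examples~\ref{ex:rank1}--\ref{ex:21}.

\begin{thebibliography}{9}

\bibitem{Bjorner}
Bj\"orner, Trans. AMS \textbf{260} (1980).

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay rings}.

\bibitem{Labelle}
Antoine Labelle, \emph{On a specialization of Toda eigenfunctions}, arXiv:2502.10655 (2025).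

\bibitem{Stanley}
Stanley, \emph{Hilbert functions of graded algebras}, Adv. Math. \textbf{28} (1978).

\end{thebibliography}
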